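# Which integral cyclic polytopes are normal?

## 1. Normality read off from consecutive gaps

**Theorem 1.** Let $d$ and $n$ be positive integers with $n\ge d+1$, let $\tau_1<\dots<\tau_n$ be integers, write $\Delta_{ij}=\tau_j-\tau_i$ for $i<j$, and let $P=C_d(\tau_1,\dots,\tau_n)\subset\mathbb R^d$ be the convex hull of the points $(\tau_i,\tau_i^2,\dots,\tau_i^d)$, $1\le i\le n$.

(a) If $d\le3$, then $P$ is normal.

(b) If $d=4$, then $P$ is normal if and only if $\Delta_{23}\ge2$ and $\Delta_{n-2,n-1}\ge2$.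

(c) If $d\ge5$, then $P$ is normal if and only if $\Delta_{i,i+1}\ge2$ for all $2\le i\le n-2$.

**Corollary 2.** If $C_d(\tau_1,\dots,\tau_n)$ is normal and $\tau_1'<\dots<\tau_n'$ are integers with $\tau_j'-\tau_i'\ge\Delta_{ij}$ for all $1\le i<j\le n$, then $C_d(\tau_1',\dots,\tau_n')$ is normal.

Whether the statement of Corollary 2 is true is a question from Takayuki Hibi, Akihiro Higashitani, Lukas Katthän and Ryota Okazaki, "Normal cyclic polytopes and cyclic polytopes that are not very ample", arXiv:1202.6117 (2012). It follows at once from Theorem 1: for fixed $d,n$ the conditions in (a)–(c) are lower bounds on some of the numbers $\Delta_{i,i+1}$, and these numbers do not decrease when we pass from $\tau$ to $\tau'$. So everything lies in Theorem 1.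

**Definition (normality).** For an integral convex polytope $\mathcal P\subset\mathbb R^N$ let $\mathcal P^*\subset\mathbb R^{N+1}$ be the convex hull of all $(1,\alpha)$, $\alpha\in\mathcal P$, and $\mathcal A_{\mathcal P}=\mathcal P^*\cap\mathbb Z^{N+1}$. Then $\mathcal P$ is *normal* if $\mathbb Z_{\ge0}\mathcal A_{\mathcal P}=\mathbb Z\mathcal A_{\mathcal P}\cap\mathbb Q_{\ge0}\mathcal A_{\mathcal P}$.

In words: each vector of the cone over $\mathcal P$ that lies in the lattice *generated by the lattice points of $\mathcal P$* is a sum of lattice points at height 1. That lattice matters. The tetrahedron with vertices $0,(1,0,0),(0,1,0),(1,1,2)$ has no lattice points except its vertices (at height $z=1$ its points are $(\frac{1+a}2,\frac{1+b}2,1)$ with $a,b\ge0$, $a+b\le1$, never integral). So it is normal in this sense, although $(1,1,1)$ lies in its double and is not a sum of two of its lattice points. Lemma 3 will show that for cyclic polytopes $\mathbb Z\mathcal A_P$ is all of $\mathbb Z^{d+1}$,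 so this subtlety disappears.

What does the theorem say? The first and the last gap never matter. In dimension at least 5 all other gaps must be at least 2; in dimension 4 only the second and the second-to-last gap matter. With nodes $0,1,3,4,6,7$ (gaps $1,2,1,2,1$) the polytope $C_4$ is normal and $C_5$ is not.

The smallest obstruction can be checked by hand. For $d=4$ and nodes $-1,0,1,2,3$ consider the vector $(2,1,2,3,7)\in\mathbb Z^5$. With $v_\tau=(1,\tau,\tau^2,\tau^3,\tau^4)$,
$$(2,1,2,3,7)=\tfrac5{24}v_{-1}+\tfrac56v_0+\tfrac34v_1+\tfrac16v_2+\tfrac1{24}v_3 ,$$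
and the coefficients are unique because the five vectors are independent. Suppose it is a sum $c+c'$ of two lattice points of $P$. The linear form "third coordinate minus second coordinate" has value $\tau^2-\tau\ge0$ on $v_\tau$, and on our vector it is $2-1=1$. So it is $0$ on one of the summands, say $c'$. Then $c'$ only uses $v_0$ and $v_1$, and since its second coordinate is an integer, $c'=v_0$ or $c'=v_1$. But the coefficients $\frac56$ and $\frac34$ are smaller than $1$, so $c$ would have a negative coefficient. Hence $C_4(-1,0,1,2,3)$ is not normal. In dimension $1$ and $2$ there is nothing to find: segments and polygons are normal.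

We use three textbook or published facts.

- Lattice points, lattice segments and lattice polygons $Q$ are normal with respect to $\mathbb Z^2$: every lattice point of $kQ$ is a sum of $k$ lattice points of $Q$.
- **(HNPS)** (Haase–Nill–Paffenholz–Santos, *Lattice points in Minkowski sums*, Electron. J. Combin. 15 (2008) #N11.) If $P,Q$ are lattice polygons and the normal fan of $P$ refines that of $Q$, then $(P\cap\mathbb Z^2)+(Q\cap\mathbb Z^2)=(P+Q)\cap\mathbb Z^2$.
- Linear programming duality with complementary slackness.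

The route is as follows. "Only if" in (b) and (c) is Proposition 5. Part (a) is Proposition 6. "If" in (c) is Section 7, and "if" in (b), the longest part, is Theorem 17, proved in Sections 9–12.

## 2. Functionals on polynomials, units, and the splitting criterion

**Definition (functionals).** Identify $(x_0,\dots,x_d)\in\mathbb R^{d+1}$ with the linear functional $L$ on $\mathbb R[t]_{\le d}$ with $L(t^k)=x_k$. Call $L$ *integral* if all $L(t^k)\in\mathbb Z$, and call $L(1)$ its *height*. Let $\mathrm{ev}_\tau$ be evaluation at $\tau$. For $T=\{\tau_1<\dots<\tau_n\}$ (the *nodes*) put $\mathrm{cone}(T)=\sum_{\tau\in T}\mathbb R_{\ge0}\,\mathrm{ev}_\tau$. A *representation* of $L$ is a nonnegative vector $\lambda$ on $T$ with $L=\sum\lambda_\tau\mathrm{ev}_\tau$.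

Here $\mathrm{ev}_\tau$ is the vector $v_\tau$ above, and $\mathcal A_P$ is the set of integral elements of height 1 of $\mathrm{cone}(T)$; we call them lattice points of $P$. By Vandermonde, any at most $d+1$ distinct $\mathrm{ev}_\tau$ are linearly independent. A substitution $t\mapsto m\pm t$ with $m\in\mathbb Z$ maps $\mathbb Z[t]_{\le d}$ onto itself and moves nodes to nodes, so it preserves everything; we use it as "translation" and "mirror". A mirror turns the gap $\Delta_{i,i+1}$ into the gap with index $n-i$.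

**Lemma 3.** $\mathbb Z\mathcal A_P=\mathbb Z^{d+1}$.

*Proof.* Induction on $d$ in steps of 2, where we also admit $d=0$ (functionals on constants). The cases $d=0$ and $d=1$ are clear. Let $d\ge2$ and translate so that $\tau_1=0$, $\tau_2=g$. The idea is to lift lattice points of $C_{d-2}(\tau_3,\dots,\tau_n)$ (which has at least $d-1$ nodes). Let $M=\sum_{\tau\ne0,g}\nu_\tau\mathrm{ev}_\tau$, $\nu\ge0$, be such a lattice point; put $X=\sum\frac{\nu_\tau}{\tau-g}\in(0,1]$, $Y=\sum\frac{\nu_\tau}{\tau}>0$ and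
$$c_M=\tfrac{g-1+Y}g\,\mathrm{ev}_0+\tfrac{1-X}g\,\mathrm{ev}_g+\sum\tfrac{\nu_\tau}{\tau(\tau-g)}\mathrm{ev}_\tau .$$
All coefficients are $\ge0$. Since $\frac1{\tau(\tau-g)}=\frac1g\left(\frac1{\tau-g}-\frac1\tau\right)$, we get $c_M(1)=\frac{g-1+Y+1-X+X-Y}{g}=1$. Further $c_M(t)=(1-X)+X=1$, and $c_M(t(t-g)p)=M(p)$ for $\deg p\le d-2$. As $1,t,t(t-g),t(t-g)t,\dots$ is a $\mathbb Z$-basis of $\mathbb Z[t]_{\le d}$, $c_M$ is integral, so $c_M\in\mathcal A_P$. The points $e_k=(1-\frac kg)\mathrm{ev}_0+\frac kg\mathrm{ev}_g$, $k=0,1$, satisfy $e_k(1)=1$, $e_k(t)=k$, $e_k(t(t-g)p)=0$, so they are in $\mathcal A_P$ too. In the unimodular coordinates $(L(1),L(t),L(t(t-g)\,\cdot\,))$ we have found $(1,1,M)$, $(1,0,0)$, $(1,1,0)$. Their differences contain $(0,1,0)$ and all $(0,0,M)$, and by induction the $M$ generate $\mathbb Z^{d-1}$. $\square$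

**Proposition 4 (splitting).** Say that an integral $L\in\mathrm{cone}(T)$ *splits* if $L-c\in\mathrm{cone}(T)$ for some $c\in\mathcal A_P$. Then $P$ is normal if and only if every integral $L\in\mathrm{cone}(T)$ with $L(1)\ge2$ splits.

*Proof.* An integral vector in $\mathrm{cone}(T)$ is a nonnegative combination of independent integral vectors $\mathrm{ev}_\tau$, and the coefficients are then rational. With Lemma 3, $\mathbb Z\mathcal A_P\cap\mathbb Q_{\ge0}\mathcal A_P$ is the set of integral elements of $\mathrm{cone}(T)$. So $P$ is normal iff each of these is a sum of elements of $\mathcal A_P$. Height $0$ means $L=0$, height $1$ means $L\in\mathcal A_P$, and from height 2 on we split off one lattice point and use induction on the height. The converse is clear. $\square$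

**Definition (integral vectors, units, free vectors).** Let $S\subset\mathbb Z$ be finite. A vector $c\in\mathbb R^S$ is *integral* if $\sum_Sc_\tau p(\tau)\in\mathbb Z$ for all $p\in\mathbb Z[t]$. A *unit* on $S$ is an integral $c\ge0$ with $\sum c_\tau=1$. For $\lambda\ge0$ on $S$ we say that *$\lambda$ has a unit* if $c\le\lambda$ (componentwise) for some unit $c$ on $S$; otherwise $\lambda$ is *free*.

It suffices to test a $\mathbb Z$-basis of $\mathbb Z[t]_{<|S|}$, because division by the monic polynomial $\prod_S(t-\tau)$ reduces every $p$ to this range. Hence, if $|S|\le d+1$, the functional $\sum_Sc_\tau\mathrm{ev}_\tau$ is integral iff $c$ is. For example, $(\frac12,\frac12)$ is a unit on $\{0,2\}$ but not on $\{0,1\}$, where the value on $t$ is $\frac12$; and $(\frac16,\frac13,\frac13,\frac16)$ is a unit on $\{0,1,3,4\}$, since $1,t,t^2,t^3$ have values $1,2,6,20$. The vector $(\frac56,\frac34)$ on $\{0,1\}$ is free, as the only units on $\{0,1\}$ are the two nodes.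

If $S\subset T$, $L=\sum_S\lambda_\tau\mathrm{ev}_\tau$ and $\lambda$ has a unit, then $L$ splits. Restrictions of free vectors to subsets are free.

For $u\ne v$ with $D=|u-v|$ and an integer $0\le j\le D$, the vector with $\frac jD$ at $u$ and $1-\frac jD$ at $v$ is a unit (its value on $t$ is $v\pm j$). Hence, if $\lambda$ is free, then $\lambda_\tau<1$ for all $\tau$, and taking $j=\lfloor D\lambda_u\rfloor$,
$$\lambda_v<1-\frac{\lfloor D\lambda_u\rfloor}D<1-\lambda_u+\frac1D. \tag{1}$$

## 3. A pair of nodes at distance one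

**Coordinates.** Suppose $0,1\in T$. Put $H=L(1)$, $K=L(t)$ and $M(p)=L(t(t-1)p)$ for $\deg p\le d-2$. As $1,t,t(t-1)t^k$ is a $\mathbb Z$-basis, $L$ is integral iff $H,K,M$ are; we write $L=(H,K,M)$. A representation $\lambda$ of $L$ yields the representation $\nu_\tau=\tau(\tau-1)\lambda_\tau$ of $M$ on $T\setminus\{0,1\}$ (note $\tau(\tau-1)>0$ there). Conversely, from $M=\sum\nu_\tau\mathrm{ev}_\tau$ the weights are recovered by applying $L$ to $t$ and to $1-t$:
$$\lambda_\tau=\frac{\nu_\tau}{\tau(\tau-1)},\quad \lambda_1=K-X,\quad \lambda_0=H-K+Y,\qquad X=\sum\frac{\nu_\tau}{\tau-1},\quad Y=\sum\frac{\nu_\tau}{\tau}. \tag{2}$$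
So $L\in\mathrm{cone}(T)$ iff $M$ has a representation $\nu\ge 0$ with $X\le K$ and $Y\ge K-H$.

**Interpolation.** We shall have to bound $X$ and $Y$ over all representations of $M$. For this let $a_1,a_2,a_3\ne c$ be distinct, let $q$ be the polynomial of degree $\le2$ interpolating $\frac1{t-c}$ at the $a_i$, and $E=\prod(a_i-c)$. The cubic $(t-c)q-1$ vanishes at the $a_i$ and is $-1$ at $c$; since $\prod(c-a_i)=-E$,
$$(t-c)q-1=\frac1E\prod(t-a_i),\qquad \frac1{t-c}-q=-\frac{\prod(t-a_i)}{E(t-c)},\qquad\text{leading coefficient of }q=\frac1E. \tag{3}$$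

**Proposition 5.** If $d=4$ and $\tau_3-\tau_2=1$, or if $d\ge5$ and $\Delta_{i,i+1}=1$ for some $2\le i\le n-2$, then $P$ is not normal.

With the mirror, this gives "only if" in Theorem 1(b) and (c).

*Proof.* **Step 1: the bad vector for $d=4$.** We generalize the vector of Section 1. Translate so that $\tau_2=0$, $\tau_3=1$, $\tau_1=-T$ (here $T\ge 1$ denotes a number), and let $s_1<s_2<\dots<S$ be the other nodes; there are at least two, $s_1\ge2$, $s_2\ge3$. Define $M$ on $\mathbb R[t]_{\le 2}$ by $M(1)=1$,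
$$M(t)=x=s_1-T,\qquad M(t^2)=y=T^2-Ts_1+s_1^2+1 .$$
The point $Z=(x,y-1)$ lies on the segment from $(-T,T^2)$ to $(s_1,s_1^2)$, with weights $\frac T{T+s_1}$ and $\frac{s_1}{T+s_1}$. The chord of the parabola through $a,b$ is $(a+b)x-ab$, so the chord from $-T$ to $s_2$ lies $(s_2-s_1)(x+T)=(s_2-s_1)s_1\ge2$ above $Z$. As $-T<x<s_1$, the point $M=Z+(0,1)$ is in the triangle with nodes $-T,s_1,s_2$.

**Step 2: $Y<0$ in every representation of $M$.** Let $q$ interpolate $\frac1t$ at $-T,s_1,S$. By (3) with $E=-Ts_1S$,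
$$\frac1t-q=\frac{(t+T)(t-s_1)(t-S)}{Ts_1S\,t}\le0\quad\text{on all nodes}\ne0,1 .$$
So $Y\le M(q)$. At $Z$ the expectation of $\frac1t$ is $\frac{T}{T+s_1}\cdot\frac{-1}T+\frac{s_1}{T+s_1}\cdot\frac1{s_1}=0$, and $q=\frac1t$ at $-T,s_1$; passing from $Z$ to $M$ adds the leading coefficient. Hence $Y\le M(q)=-\frac1{Ts_1S}<0$.

**Step 3: $X>0$ in every representation of $M$.** Let $\tilde q$ interpolate $\frac1{t-1}$ at $-T,s_1,s_2$; here $E=-(T+1)(s_1-1)(s_2-1)$ and
$$\frac1{t-1}-\tilde q=\frac{(t+T)(t-s_1)(t-s_2)}{(T+1)(s_1-1)(s_2-1)(t-1)}\ge0\quad\text{on the nodes}\ne0,1.$$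
At $Z$ the expectation of $\frac1{t-1}$ is $\frac{-T(s_1-1)+s_1(T+1)}{(T+s_1)(T+1)(s_1-1)}=\frac1{(T+1)(s_1-1)}$. Therefore
$$X\ge M(\tilde q)=\frac1{(T+1)(s_1-1)}\left(1-\frac1{s_2-1}\right)=\frac{s_2-2}{(T+1)(s_1-1)(s_2-1)}>0 .$$

**Step 4: conclusion for $d=4$.** In the triangle $-T,s_1,s_2$ we have $X=M(\tilde q)\in(0,1)$ and $Y=-\frac1{Ts_1s_2}\in(-1,0)$. By (2) the integral functional $L=(2,1,M)$ has weights $\lambda_1=1-X>0$, $\lambda_0=1+Y>0$, so it is in the cone. Suppose $L$ is a sum of lattice points. Their $M$-parts have heights $c(t(t-1))$, nonnegative integers with sum $1$, and height $0$ forces the $M$-part $0$. So one summand is $(1,k,M)$ with an integer $k$, and by (2) some representation of $M$ has $0<X\le k\le1+Y<1$. This is impossible.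

**Step 5: $d\ge5$, by restriction to a face.** If $i=n-2$, the mirror turns the index into $2\le n-3$ (as $n\ge6$), so assume $i\le n-3$. The polynomial $(t-\tau_1)(t-\tau_i)(t-\tau_{i+1})(t-\tau_{i+2})(t-\tau_{i+3})$ has degree $5\le d$, is $\ge0$ on $T$ (consecutive nodes pair up) and vanishes exactly at five nodes. So these span a face of the cone, and an element of the face can only be a sum of elements of the face. Five nodes are at most $d+1$, so the integral elements of this face are the integral nonnegative vectors on the five nodes. They correspond to the integral elements of the cone of $C_4(\tau_1,\tau_i,\dots,\tau_{i+3})$, whose second gap is $\tau_{i+1}-\tau_i=1$. Now use Step 4. $\square$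

## 4. At most four nodes: dimension at most three

**Proposition 6.** If $|S|\le4$, every integral $\lambda\ge0$ on $S$ with $\sum\lambda\ge2$ has a unit. In particular Theorem 1(a) holds.

The last sentence follows since by Carathéodory each $L\in\mathrm{cone}(T)$ lies in the cone of at most $d+1\le4$ nodes.

*Proof.* For $|S|\le3$ the claim is the normality of lattice points, segments and triangles, applied to $C_{|S|-1}(S)$. Let $|S|=4$, $P=C_3(S)$, $L=\sum\lambda_\tau\mathrm{ev}_\tau$ of height $H\ge2$.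

**Step 1: slicing reduces the problem to two polygons.** For $k\in\mathbb Z$ let $Q_k=P\cap\{x_1=k\}$. The vertices of $Q_k$ lie on edges of the tetrahedron $P$, so they are of the form $\frac{(v-k)\mathrm{ev}_u+(k-u)\mathrm{ev}_v}{v-u}$. These are units, so $Q_k$ is a lattice polygon (a point if $k$ is $\min S$ or $\max S$). Write $L(t)=Hk+b$ with $k,k+1\in[\min S,\max S]$, $0\le b\le H$, and $a=H-b$. No vertex of $P$ has $k<x_1<k+1$, so $P\cap\{k\le x_1\le k+1\}$ is the convex hull of $Q_k\cup Q_{k+1}$, and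
$$L\in aQ_k+bQ_{k+1}$$
(in coordinates $x_2,x_3$). We want to write $L$ as a sum of an integral element of $aQ_k$ and one of $bQ_{k+1}$; then normality of polygons gives $a$ lattice points of $Q_k$ and $b$ of $Q_{k+1}$. If $ab=0$ there is nothing to split. If one of $k,k+1$ is an end node, its slice is one lattice point and we subtract the multiple of it.

**Step 2: $k+1$ or $k$ is not a node.** Let neither be an end node. Recall that the normal fan of a polygon groups the directions according to the face on which they are maximal; the fan of a sum of positive multiples of polygons is the common refinement of the fans (a point has the trivial fan). Suppose $k+1\notin S$ and $u<k+1<v$ with consecutive nodes $u,v$. As in Step 1, $Q_t=\frac{(v-t)Q_u+(t-u)Q_v}{v-u}$ for $u\le t\le v$. So the normal fan of $Q_{k+1}$ is the common refinement of those of $Q_u$ and $Q_v$, and it refines that of $Q_k$, because $u\le k$. By (HNPS), applied to $bQ_{k+1}$ and $aQ_k$, $L$ is a sum as wanted. If $k\notin S$, exchange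 the roles of $k$ and $k+1$.

**Step 3: both are interior nodes.** After translation $S=\{-T,0,1,R\}$, $k=0$, with $T\ge1$, $R\ge2$, $a,b\ge1$. This is the case where (HNPS) is not available, and we solve inequalities. Use (2) with $H=a+b$, $K=b$; put
$$h=M(1)=\nu_{-T}+\nu_R,\qquad e=M(t)-(R-T)h=T\nu_R-R\nu_{-T},$$
which are integers determining $M$. Since $e+Rh=(T+R)\nu_R$ and $Th-e=(T+R)\nu_{-T}$, the cone of $M$ is $-Rh\le e\le Th$. With $A_0=TR$, $B_0=(T+1)(R-1)$ we get $Y=\frac e{A_0}$ and $X=\frac{e+h}{B_0}$. By (2):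

- $aQ_0$ (height $a$, $K=0$) is given by $-Rh_0\le e_0$ and $-aA_0\le e_0\le-h_0$. (These imply $h_0\ge0$, as $R\ge2$, and then $e_0\le 0\le Th_0$.)
- $bQ_1$ (height $b$, $K=b$) is given by $0\le e_1\le Th_1$ and $e_1+h_1\le bB_0$. (These imply $h_1\ge0$.)
- $L$ satisfies $-Rh\le e\le Th$, $e\ge-aA_0$, $e+h\le bB_0$.

For an integer $h_0$ put $h_1=h-h_0$, $e_1=e-e_0$. The conditions on $e_0$ become
$$\max(-Rh_0,\,-aA_0,\,e-Th+Th_0,\,e+h-h_0-bB_0)\le e_0\le\min(-h_0,\,e). \tag{4}$$
All bounds are integers, so $e_0$ exists iff each lower bound is at most each upper bound. Two of the eight comparisons, $e+h-h_0-bB_0\le-h_0$ and $-aA_0\le e$, hold anyway; the other six say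
$$\max\left(0,\,h-bB_0,\,-\tfrac eR\right)\le h_0\le\min\left(h,\,aA_0,\,\tfrac{Th-e}{T+1}\right). \tag{5}$$
In (5) each lower bound is at most each upper bound:
$0$ is at most $h$, $aA_0$ and $\frac{Th-e}{T+1}$. Next $h-bB_0\le h$; $h-bB_0\le-e\le aA_0$; and $(T+1)(h-bB_0)\le Th-e$ since $h+e\le bB_0\le(T+1)bB_0$. Finally $-\frac eR\le h$, and $-\frac eR\le aA_0$ since $-e\le aA_0$. Only $-\frac eR$ and $\frac{Th-e}{T+1}$ can be non-integers, so an integer $h_0$ exists as soon as $\lceil-\frac eR\rceil\le\frac{Th-e}{T+1}$. If $e\ge0$ the left side is $\le0$. If $e=-p<0$, put $c=\lceil p/R\rceil$; then $c\le h$ because $p\le Rh$, and $p\ge R(c-1)+1\ge c$, so $(T+1)c\le Th+p=Th-e$. Hence $h_0$ and $e_0$ exist. $\square$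

## 5. Reference nodes and the window $[1-x,1]$

In higher dimension the first thing to try is the same: choose by Carathéodory a set $S\subset T$ of at most $d+1$ nodes with $L\in\mathrm{cone}(S)$ and look for a unit below $\lambda$. The obvious units are those on two nodes behind (1). They do not suffice: a real vector with ten weights $\frac15$ has sum $2$, but each two-node unit has an entry $\ge\frac12$. We have to build units with many small entries. The trick is to divide by $t$: replacing $p$ by $\frac{p-p(0)}t$ moves the problem to the nodes other than $0$, where integral vectors can be collected piece by piece, and node $0$ absorbs the missing mass.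

**Definition (atoms).** Let $0\in S$, $S^*=S\setminus\{0\}$. For $\nu\ge0$ on $S^*$ put $r(\nu)=\sum\frac{\nu_\tau}{|\tau|}$. An *atom* is a $\nu\ne0$, $\nu\ge0$ on $S^*$ such that $(\mathrm{sgn}(\tau)\nu_\tau)_\tau$ is integral on $S^*$ and $r(\nu)\le1$. For $\lambda\ge0$ on $S$ put $\mu_\tau=|\tau|\lambda_\tau$. We say that $\nu$ *dominates* an atom $\alpha$ if $\alpha\le\nu$ componentwise.

**Lemma 7 (reference node).** If $\nu\le\mu$ is a sum of atoms and $1-\lambda_0\le r(\nu)\le1$, then $c_\tau=\frac{\nu_\tau}{|\tau|}$ ($\tau\neq 0$), $c_0=1-r(\nu)$ is a unit $\le\lambda$. If $\lambda$ is integral, then $(\tau\lambda_\tau)_{S^*}$ is integral.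

*Proof.* Clearly $0\le c\le\lambda$ and $\sum c=1$. For $p\in\mathbb Z[t]$,
$$\sum_Sc_\tau p(\tau)=p(0)+\sum_{S^*}c_\tau(p(\tau)-p(0))=p(0)+\sum_{S^*}\mathrm{sgn}(\tau)\nu_\tau\frac{p(\tau)-p(0)}\tau\in\mathbb Z .$$
The second claim is the integrality of $\sum\lambda_\tau\,\tau p(\tau)$. $\square$

Another node, translated to $0$, can serve as the reference node; positions are then measured from it. These are the atoms we use most.

- (U) Units on $S\cap(0,\infty)$ or on $S\cap(-\infty,0)$; for instance single nodes, with $r=\frac1{|\tau|}$.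
- (X) For $a,-b\in S$ with $a,b>0$: $\nu_a=\nu_{-b}=\frac1{a+b}$, with $r=\frac1{a+b}\left(\frac1a+\frac1b\right)=\frac1{ab}$. The signed vector is the divided difference $p[-b,a]$.
- (Y) For $-b,2,3\in S$, $b>0$, and integers $0\le k\le b+3$ with $\frac13+\frac k{6b}\le1$:
$$(\nu_{-b},\nu_2,\nu_3)=\left(\frac k{(b+2)(b+3)},\ \frac k{b+2},\ 1-\frac k{b+3}\right),\qquad r=\frac13+\frac k{6b}.$$
The signed vector has values $1,1,-k$ on $1,\,t-2,\,(t-2)(t-3)$, and $r-\frac13=k\,\frac{6+3b(b+3)-2b(b+2)}{6b(b+2)(b+3)}=\frac k{6b}$. Mirror images too.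

For example, on $S=\{-1,0,2\}$ the (X)-atom $(\frac13,\frac13)$ at $-1,2$ has $r=\frac12$, and Lemma 7 turns it into the unit $(\frac13,\frac12,\frac16)$ on $-1,0,2$ (values $1,0,1$ on $1,t,t^2$), provided it lies below $\lambda$.

**Definition (reducing).** A set $\mathcal A$ of atoms *reduces to $C$* if every $0\le\nu\le\mu$ that dominates no member of $\mathcal A$ has $r(\nu)\le C$.

**Lemma 8 (window).** Let $0<x:=\lambda_0<1$, $\Sigma=\sum_S\lambda_\tau$, and let $\mathcal A$ be a set of atoms with $r\le\beta\le1$.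

(a) If $\beta\le x$ and $\mathcal A$ reduces to $\Sigma-1$, then $\lambda$ has a unit.

(b) If $\beta>x$, $\mathcal A$ reduces to $\Sigma-1$, and $\{\nu\in\mathcal A:r(\nu)\le x\}$ reduces to $\Sigma-\beta$, then $\lambda$ has a unit.

(c) If $x\ge\frac12$ and the set of all atoms reduces to $\Sigma-1$, then $\lambda$ has a unit.

*Proof.* We have $r(\mu)=\Sigma-x$. Subtract from $\mu$ successively members of $\mathcal A$ with $r\le x$ ("small") as long as possible, then arbitrary members of $\mathcal A$ ("big"; they necessarily have $r>x$). This ends, because integral vectors on $S^*$ have bounded denominators. The total $r$ extracted is at least $(\Sigma-x)-(\Sigma-1)=1-x$. By Lemma 7 we need a subcollection whose $r$-sum lies in the window $[1-x,1]$ of length $x$.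

(a) All extracted atoms have $r\le x$. Add them one by one; the sum reaches $1-x$ without jumping over $1$.

(b) The small ones have total $T_s\ge(\Sigma-x)-(\Sigma-\beta)=\beta-x$. Add big ones as long as the sum $B$ stays $<1-x$. If all big ones are used up, add small ones one by one; the total is at least $1-x$ and the steps are $\le x$, so we hit the window. Otherwise the next big one leads to a sum $\ge1-x$. If this is $\le1$, we are done. If it is $>1$, then $B>1-\beta$, so $B+T_s>1-x$, and adding small ones to $B$ hits the window.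

(c) If an atom below $\mu$ has $r\ge1-x$, it alone is in the window. Otherwise all atoms below $\mu$ have $r<1-x\le x$; extract such atoms as long as possible and argue as in (a). $\square$

**Lemma 9 (end nodes).** Let $o=\min S$ or $o=\max S$, let $\lambda\ge0$ be integral on $S$ with $\sum\lambda\ge2$ and $\lambda_o\ge\frac12$, and suppose every integral vector $\ge0$ of sum $\ge2$ on $S\setminus o$ has a unit. Then $\lambda$ has a unit.

*Proof.* By mirror and translation $o=0=\min S$; let $x=\lambda_0<1$ (if $x\ge1$, node $0$ is a unit). By Lemma 7, $(\tau\lambda_\tau)$ is integral on $S\setminus0$. Splitting off units repeatedly, we see that it is a sum of units on $S\setminus0$. These are atoms (U), and their $r$-values add up to $\sum\lambda-x\ge1-x$. If one of them has $r\ge1-x$, it is in the window. Otherwise all are $<1-x\le x$, and partial sums hit the window. $\square$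

## 6. All gaps at least two

**Definition (half-set).** A *half-set* $Q$ is a finite set of integers $\ge2$ with all gaps $\ge2$ except possibly the last, which may be $1$; in that case write $o=\max Q$ and $i=o-1\in Q$.

For example $\{2,4,7,8\}$, $\{2,3\}$ and $\{5\}$ are half-sets, $\{2,3,5\}$ is not. The $k$-th element is $\ge2k$, except that $o$, being the $p$-th with $p=|Q|$, is only $\ge2p-1$. If nodes of $S$ on one side of a reference node form a half-set, we use $r(\nu)=\sum_Q\frac{\nu_a}a$.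

**Theorem 10.** If all gaps of $S$ are $\ge2$ and $\lambda\ge0$ is a (real) free vector on $S$, then $\sum_S\lambda_\tau<2$.

The proof is by induction on $|S|$, and the next lemmas are part of it: *for given half-sets they use Theorem 10 only for sets with at most as many elements as these half-sets.* After Theorem 10 is proved, they hold without restriction.

**Lemma 11.** Let $Q\ne\emptyset$ be a half-set and $\nu$ free on $Q$.

(a) $r(\nu)<\frac56$ if $Q=\{2,3\}$, and $r(\nu)<\frac34$ otherwise.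

(b) If $\min Q\ge3$ and $|Q|\ge3$, then $r(\nu)<\frac23$.

(c) If $Q\subset[m,\infty)$, $m\ge2$, then $r(\nu)<\frac1m+\frac1{m+2}+\frac1{m+3}$.

(d) If $Q\subset[m,\infty)$, $m\ge2$, then $\sum_Q\frac1{a(a+2)}\le\frac1{2m}$ (for this no $\nu$ is needed).

*Proof.* **Gaps $\ge2$.** If $Q\subset[m,\infty)$ has all gaps $\ge2$, then $\sum\nu<2$ by Theorem 10 and $\nu_a<1$. All elements except the first are $\ge m+2$, so $r<\frac1m+\frac1{m+2}$. For $m=2$ this is $\frac34$, for $m=3$ it is $\frac8{15}<\frac23$; so (a), (b), (c) hold. From now on, in (a)–(c), the last gap is 1, and Theorem 10 applies to $Q\setminus o$, whose weights therefore have sum $<2$.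

**(c)** If $|Q|=2$, then $r<\frac1m+\frac1{m+1}$, and $\frac1{m+1}\le\frac2{m+3}<\frac1{m+2}+\frac1{m+3}$. If $|Q|\ge3$, then $o\ge m+3$; add $\frac{\nu_o}o<\frac1{m+3}$ to the bound for $Q\setminus o$.

**(b)** Let $u=\nu_{\min Q}$. The other elements are $\ge5$, $o\ge6$ and $o-\min Q\ge3$, so $\nu_o<\frac43-u$ by (1). Hence $r<\frac u3+\frac{2-u}5+\frac{4/3-u}6=\frac{28}{45}-\frac u{30}\le\frac{28}{45}<\frac23$.

**(a)** The case $\{2,3\}$ is clear, and $\{a,a+1\}$ with $a\ge3$ gives $r<\frac13+\frac14=\frac7{12}$. If $|Q|\ge3$ and $\min Q\ge3$, use (b). So let $2\in Q$, $|Q|\ge3$, $u=\nu_2<1$.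

Let $Q=\{2,i,o\}$. If $i=4$, $o=5$, then (1) gives $\nu_4<\frac32-u$, $\nu_5<\frac43-u$ and $r<\frac u2+\frac{3/2-u}4+\frac{4/3-u}5<0.70$. If $i\ge5$, then $r<\frac u2+\frac{4/3-u}5+\frac{5/4-u}6<0.61$.

Let $|Q|\ge4$ and let $a_2$ be the second element; then $o\ge a_2+3$. If $a_2\ge5$, then $o\ge8$, $\nu_o<1-u+\frac16<\frac65-u$, and $r<\frac u2+\frac{2-u}5+\frac{6/5-u}8<0.73$. If $a_2=4$, then $o\ge7$, $\nu_o<\frac65-u$, and the remaining elements of $Q\setminus o$ are $\ge6$. For $u\ge\frac12$ the first inequality of (1) with $D=2$ gives $\nu_4<\frac12$, so $r<\frac u2+\frac18+\frac{3/2-u}6+\frac{6/5-u}7<0.74$. For $u<\frac12$: $r<\frac u2+\frac14+\frac{1-u}6+\frac17<0.73$.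

**(d)** $\frac1{a(a+2)}=\frac12\left(\frac1a-\frac1{a+2}\right)$ telescopes to at most $\frac1{2m}$ when the gaps are $\ge2$. If the last gap is 1, the elements up to $i$ give at most $\frac12\left(\frac1m-\frac1{i+2}\right)$, and $o$ adds $\frac1{(i+1)(i+3)}\le\frac1{2(i+2)}$, because $2(i+2)\le(i+1)(i+3)$. $\square$

**Lemma 12 (light side).** Let $Q_+,Q_-\subset[m,\infty)$ be nonempty half-sets, $m\ge2$, and let $\nu\ge0$ on $Q_+\cup(-Q_-)$ dominate no (X)-atom. Then on one of the two sides $r<\frac1{2m}$.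

We call such a side *light*, the other one *heavy*.

*Proof.* Let $b_1=\min Q_-$. Either $\nu_a<\frac1{a+b_1}$ for all $a\in Q_+$, and then the right side has $r<\sum\frac1{a(a+m)}\le\sum\frac1{a(a+2)}\le\frac1{2m}$. Or some $\nu_a\ge\frac1{a+b_1}\ge\frac1{a+b}$ for all $b\in Q_-$; then $\nu_{-b}<\frac1{a+b}\le\frac1{b+m}$ for all $b$, and the left side has $r<\sum\frac1{b(b+m)}\le\frac1{2m}$. $\square$

The last ingredient treats small reference weight $x$, when only atoms with $r\le x$ count as small.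

**Lemma 13.** Let $0<x<\frac12$.

(a) Let $Q$ be a half-set, $0\le\nu_a\le ax$, and suppose $\nu$ dominates no unit on $Q$ with $r\le x$. Then $r(\nu)<\frac{89}{84}$.

(b) Let $S^*=Q_+\cup(-Q_-)$ with half-sets $Q_\pm$ (possibly empty), $0\le\nu_\tau\le|\tau|x$, and suppose $\nu$ dominates no atom (U), (X) with $r\le x$. Then $r(\nu)<\frac32$.

*Proof.* (a) Let $D=\frac1x>2$. Units on the "far" elements $a\ge D$ have $r\le x$, so $\nu$ is free on the far part, which is a half-set or empty. Each "near" element $a<D$ contributes at most $x$.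

*Let $x<\frac14$.* If the largest near element (if any) is not the $o$ of a last gap 1, the number $k$ of near elements satisfies $2k<D$, so they contribute $<\frac12$ (or $0$ if there are none). The far elements are $\ge5$ and contribute less than $\frac15+\frac17+\frac18=\frac{131}{280}$ by Lemma 11(c). The sum is $<1$. If the largest near element is $o$, everything is near, $2|Q|-1<D$, and $r\le|Q|x<\frac12+\frac x2<1$.

*Let $x\ge\frac14$.* Then $D\le4$ and near elements lie in $\{2,3\}$. If both $2,3$ are near elements, $Q=\{2,3\}$ and $r\le2x<1$. If exactly one element is near, it contributes $<\frac12$. The others are $\ge4$ and contribute $<\frac14+\frac16+\frac17=\frac{47}{84}$, total $<\frac{89}{84}$; or $Q=\{2,3\}$ with $3$ far, which contributes $<\frac13$. If no element is near, then $2\notin Q$ as $2<D$, and $r<\frac13+\frac15+\frac16$.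

(b) By (a) each side has $r<\frac{89}{84}$. An empty part counts as light.

*Let $x\ge\frac14$.* All (X)-atoms have $r\le\frac14\le x$, so a light side has $r<\frac14$ (Lemma 12, $m=2$), and the total is $<\frac{89}{84}+\frac14<\frac32$.

*Let $\frac19\le x<\frac14$.* The (X)-atoms with $a,b\ge3$ have $r\le\frac19\le x$. By Lemma 12 with $m=3$, on one side the elements $\ge3$ contribute $<\frac16$, and $2$ contributes $\le x<\frac14$. Total $<\frac{89}{84}+\frac16+\frac14<\frac32$.

*Let $x<\frac19$.* Put $h=\lceil\sqrt{1/x}\rceil$. The (X)-atoms with $a,b\ge h$ have $r\le h^{-2}\le x$. On one side the elements $\ge h$ contribute $<\frac1{2h}\le\frac{\sqrt x}2$. The elements $<h$ on that side number at most $\frac h2$: if there are $k$ of them, then $2k<h$, or the largest is $o$ and $2k-1\le h-1$. They contribute at most $\frac{hx}2<\frac{\sqrt x+x}2$. Total $<\frac{89}{84}+\sqrt x+\frac x2<\frac{89}{84}+\frac13+\frac1{18}<\frac32$. $\square$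

*Proof of Theorem 10.* Suppose $\sum\lambda\ge2$; we find a unit. We may assume that all $\lambda_\tau<1$, so $|S|\ge3$. Let $0$ be a node with $x=\lambda_0$ maximal; then $S^*=Q_+\cup(-Q_-)$ with half-sets without gap 1. Let $\mathcal A$ consist of the atoms (U) and (X); all have $r\le\beta=\frac12$. If $\nu\le\mu$ dominates none of them, it is free on each side. If a side is empty, $r(\nu)<\frac34$ by Lemma 11(a); otherwise the light side has $r<\frac14$ and the heavy one $r<\frac34$. So $\mathcal A$ reduces to $1\le\Sigma-1$. If $x\ge\frac12$, use Lemma 8(a). If $x<\frac12$, then $\mu_\tau\le|\tau|x$ by maximality, so by Lemma 13(b) the atoms of $\mathcal A$ with $r\le x$ reduce to $\frac32\le\Sigma-\beta$; use Lemma 8(b). $\square$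

## 7. Interior gaps at least two

**Lemma 14.** Let $S=\{-1,0\}\cup Q$ with a half-set $Q$, $|Q|\ge3$, and let $\nu\ge0$ on $S^*$ dominate no unit on $Q$ and no (X)-atom, with $y=\nu_{-1}<\frac12$. Then $r(\nu)<1$.

*Proof.* $r=y+r_+$ with $r_+<\frac34$ by Lemma 11(a). So we are done if $y\le\frac14$. For each $a\in Q$ the (X)-atom says: $y<\frac1{a+1}$ or $\nu_a<\frac1{a+1}$.

If $y\ge\frac13$, then $\nu_a<\frac1{a+1}$ for all $a$, and $r_+<\sum_{a\ge2}\frac1{a(a+1)}=\frac12$; total $<1$.

If $\frac14<y<\frac13$, then $\nu_a<\frac1{a+1}$ for all $a\ge3$ in $Q$. If $2\notin Q$, $r_+<\sum_{a\ge3}\frac1{a(a+1)}=\frac13$. If $2\in Q$, the others are $\ge4$. By $\frac1{a(a+1)}\le\frac12\left(\frac1{a-1}-\frac1{a+1}\right)$ and, for a last gap 1, $\frac1{(i+1)(i+2)}\le\frac1{2(i+1)}$, they contribute $<\frac12\cdot\frac13=\frac16$. So $r_+<\frac12+\frac16=\frac23$, and the total is $<1$. $\square$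

**Theorem 15.** Let $|S|\ge5$ and let all gaps of $S$ be $\ge2$ except possibly the first and the last. Every integral $\lambda\ge0$ on $S$ with $\sum\lambda\ge2$ has a unit.

*Proof.* Induction on $f=|S|$. Subsets have the same gap property, and sets of size $\le4$ are covered by Proposition 6. So we may assume $0<\lambda_\tau<1$ throughout. Call $\min S$ (resp. $\max S$) an *outer* node if the first (resp. last) gap is 1, and its neighbour the corresponding *inner* node. Without outer nodes, Theorem 10 gives a unit.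

**Step 1: if an outer node $e$ has weight $z=\lambda_e\ge\frac13$, there is a unit.** If $z\ge\frac12$, use Lemma 9 (its hypothesis holds by induction or Proposition 6). Let $z<\frac12$, by mirror $e=\min S$, and let $y$ be the weight of the inner node.

*Let $y\ge\frac12$.* Take the inner node as reference $0$. Then $S=\{-1,0\}\cup Q$ with a half-set $Q$, $|Q|=f-2\ge3$, and $\mu_{-1}=z<\frac12$. By Lemma 14 the set of all atoms reduces to $1$, and Lemma 8(c) applies.

*Let $y<\frac12$.* Take $e=0$ as reference. Then $S^*=\{1\}\cup Q'$ with a half-set $Q'$, $\min Q'\ge3$, $|Q'|\ge3$, and $\mu=(\tau\lambda_\tau)$ is integral. Subtract units on $Q'$ (they have $r\le\frac13\le z$) until the rest $\nu$ is free on $Q'$; it is integral and $\nu_1=y$. By Lemma 11(b), $\rho:=r(\nu)<\frac12+\frac23$. The extracted total is $E=\sum\lambda-z-\rho\ge2-z-\rho$. If $\rho\le1$, then $E\ge1-z$, and partial sums with steps $\le z$ hit the window $[1-z,1]$. If $\rho>1$, write $\nu$ as a sum of units on $S^*$ (by induction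 or Proposition 6), with $r$-values $r_j\le1$ adding up to $\rho$. There is a subset of them with sum $s\in[\rho-1,1]$: a single $r_j\ge\rho-1$, or, if all $r_j<\rho-1<\frac15$, a greedy sum, which is $<2(\rho-1)<1$. If $s\ge1-z$, we are in the window. Otherwise add extracted units to it: $s+E\ge1-z$, and the steps are $\le z$.

**Step 2: all outer nodes have weight $<\frac13$.** Let $0$ be a node with $x=\lambda_0$ maximal; so $\mu_\tau\le|\tau|x$.

*(i) $0$ is in no pair at distance 1.* Then $S^*=Q_+\cup(-Q_-)$ with half-sets. The only new difficulty compared with Theorem 10 is a side equal to $\{2,3\}$, where Lemma 11(a) gives only $\frac56$. Let $\mathcal A$ consist of (U), (X) and, for a side equal to $\{2,3\}$ and each node at distance $b$ on the other side, the atom (Y) with $k=\lceil\frac{b+3}4\rceil\le\frac{b+6}4$. It has $r\le\frac13+\frac{b+6}{24b}\le\frac12$ as $b\ge2$. So $\beta=\frac12$. Let $\nu\le\mu$ dominate none. If a side is empty, $r<\frac56$. Otherwise the light side is $<\frac14$,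 and if the heavy side is not $\{2,3\}$, the total is $<1$. Let the heavy side be $\{2,3\}$, say $Q_+$, and suppose $r(\nu)>1$. Then $\frac{\nu_2}2+\frac{\nu_3}3>\frac34$, so $\nu_2>\frac56$ and $\nu_3>\frac34$. As $1-\frac k{b+3}\le\frac34$ and $\frac k{b+2}\le\frac{b+6}{4(b+2)}\le\frac12$, the entries of (Y) at $2$ and $3$ are dominated, hence
$$\nu_{-b}<\frac k{(b+2)(b+3)}\le\frac{b+6}{4(b+2)(b+3)}\le\frac25\cdot\frac1{b+2}\qquad(b\ge2).$$
By Lemma 11(d) the other side is $<\frac25\cdot\frac14=\frac1{10}$, and the total is $<\frac56+\frac1{10}<1$, a contradiction. So $\mathcal A$ reduces to $1$. Conclude with Lemma 8(a) if $x\ge\frac12$, and with Lemmas 13(b), 8(b) if $x<\frac12$.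

*(ii) $0$ is an inner node.* By mirror $S=\{-1,0\}\cup Q$, $|Q|\ge3$, $\mu_{-1}<\frac13$. Use the atoms (U) on $Q$ and (X); all have $r\le\frac12=\beta$. They reduce to $1$ by Lemma 14. If $x\ge\frac12$, use Lemma 8(a). If $x<\frac12$, those with $r\le x$ reduce to $\frac13+\frac{89}{84}<\frac32$ by Lemma 13(a); use Lemma 8(b).

*(iii) $0$ is an outer node.* Then $x<\frac13$, $S^*=\{1\}\cup Q'$ as in Step 1 (after a mirror), and $\mu_1=\lambda_1\le x<\frac13$. Let $\mathcal A$ be the units on $Q'$, $\beta=\frac13>x$. They reduce to $\frac13+\frac23=1$ by Lemma 11(b), and those with $r\le x$ reduce to $\frac13+\frac{89}{84}<\frac53=2-\beta$ by Lemma 13(a). Use Lemma 8(b). $\square$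

**Proof of "if" in Theorem 1(c).** An integral $L\in\mathrm{cone}(T)$ with $L(1)\ge2$ lies in $\mathrm{cone}(S)$ for some $S\subset T$ with $|S|\le d+1$, and its coefficients on $S$ form an integral vector. A gap 1 of $S$ is a gap 1 of $T$, hence it is $\{\tau_1,\tau_2\}$ or $\{\tau_{n-1},\tau_n\}$, hence it is the first or the last gap of $S$. By Theorem 15 or Proposition 6 there is a unit, and $L$ splits. $\square$

## 8. Five nodes around a pair at distance one

The last proof works in every dimension, but in dimension 4 Theorem 1(b) allows interior gaps 1, and then the approach "one simplex at a time" really breaks down. Take $T=\{-3,-2,0,1,3,4\}$, with gaps $1,2,1,2,1$, so $C_4(T)$ should be normal. The subset $S=\{-2,0,1,3,4\}$ has second gap 1; the proof of Proposition 5 (with $T$ there equal to $2$, $s_1=3$, $s_2=4$) gives $M=(1,1,8)$ (the values on $1,t,t^2$) and the vector $L=(2,1,M)$ in $\mathrm{cone}(S)$, with $\lambda_0=\frac{23}{24}$, $\lambda_1=\frac89$, that does *not* split in $\mathrm{cone}(S)$.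 It does split in $\mathrm{cone}(T)$: on $\{-3,-2,3\}$ we have $M=\frac16\mathrm{ev}_{-3}+\frac15\mathrm{ev}_{-2}+\frac{19}{30}\mathrm{ev}_3$ with $X=\frac5{24}$, $Y=\frac1{18}$, so $(1,1,M)$ has the weights $\frac1{72},\frac1{30},\frac1{18},\frac{19}{24},\frac{19}{180}$ on $-3,-2,0,1,3$, and $L=\mathrm{ev}_0+(1,1,M)$.

So we have to change the representation. First we find out exactly how badly five nodes can behave.

**Lemma 16.** Let $S=\{-A,0,1,b,b'\}$, $A\ge2$, $3\le b<b'$, let $\lambda$ be integral, $0<\lambda_\tau<1$, $H=\sum\lambda\ge2$. Then $\lambda$ has a unit, unless $H=2$, $\lambda_0,\lambda_1\ge\frac12$ and $R:=\lambda_{-A}+\lambda_b+\lambda_{b'}<\frac12$.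

*Proof.* **Step 1: $H\ge3$.** Take a reference node of maximal weight $x\ge\frac35$. We use the single-node atoms at distance $\ge2$ and the (X)-atoms indicated below; all have $r\le\frac12\le x$. By Lemma 8(a) it suffices that every $\nu\le\mu$ dominating none of them has $r\le2$. A node at distance 1 contributes $<1$, any other node less than $1/\text{distance}$.

- Reference $0$: $-A,1,b,b'$ contribute $<\frac12,1,\frac13,\frac14$. The (X)-atom for $(-A,1)$ ($r=\frac1A$, entries $\frac1{A+1}$) shows that $-A$ contributes $<\frac1{A(A+1)}\le\frac16$ or $1$ contributes $<\frac13$. In both cases the total is $\le2$.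
- Reference $1$: $0,-A,b,b'$ contribute $<1,\frac13,\frac12,\frac13$. By (X) for $(0,b)$ ($r=\frac1{b-1}$, entries $\frac1b$) $0$ contributes $<\frac13$ or $b$ contributes $<\frac1{b(b-1)}\le\frac16$; total $\le2$.
- Reference $-A$: total $<\frac12+\frac13+\frac15+\frac16$.
- Reference $b$: on the left $<\frac12+\frac13+\frac15$. On the right $<\frac12$ if $b'-b\ge2$. If $b'-b=1$, the right contributes $<1$, and (X) for $(1,b')$ ($r=\frac1{b-1}$, entries $\frac1b$) makes it $<\frac13$ or makes the contribution of node $1$ less than $\frac16$; total $\le2$.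
- Reference $b'$: total $<1+\frac13+\frac14+\frac16$.

From now on $H=2$. By Lemma 9 and Proposition 6 we may assume $\lambda_{-A},\lambda_{b'}<\frac12$.

**Step 2: $\lambda_0,\lambda_1\ge\frac12$ and $R\ge\frac12$.** We use units on $0,1$ and one more node. For $\tau\in\{b,b'\}$ and $0\le k\le\tau-1$, the vector $c_0=\frac k\tau$, $c_1=1-\frac k{\tau-1}$, $c_\tau=\frac k{\tau(\tau-1)}$ is a unit (values $1,1,k$ on $1,t,t(t-1)$). Take $k=\lceil(1-\lambda_1)(\tau-1)\rceil\le\lceil\frac{\tau-1}2\rceil\le\frac\tau2$; then $c_0\le\frac12\le\lambda_0$ and $c_1\le\lambda_1$. So there is a unit unless $\lambda_\tau<\frac k{\tau(\tau-1)}$, which is at most $\frac16$: for $\tau=3$ and $\tau=4$ it is at most $\frac16$, and for $\tau\ge5$ at most $\frac1{2(\tau-1)}\le\frac18$. The mirror $t\mapsto1-t$ exchanges $0$ and $1$ and sends $-A$ to $A+1\ge3$; so likewise $\lambda_{-A}<\frac16$, or there is a unit. If there is no unit, then $R<\frac12$, a contradiction.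

In Steps 3, 4 and 6 we use Lemma 8(c): the reference node has weight $\ge\frac12$, *all* atoms are allowed, and we must show that a $\nu\le\mu$ dominating no atom has $r(\nu)\le1$. For such $\nu$ all entries are $<1$ (single nodes are atoms), and (1) holds on each side.

**Step 3: $\lambda_0<\frac12\le\lambda_1$.** Reference $1$. The left positions are at distance $1$ (node $0$; $y=\nu_{-1}\le\lambda_0<\frac12$) and at distance $A+1\ge3$ (node $-A$; entry $\nu_A$, contribution $p=\frac{\nu_A}{A+1}<\frac13$). The right positions are $a_0=b-1\ge2$ and $a_1=b'-1\ge3$, with contribution $r_+$.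

*Let $y\ge\frac13$.* By (X), $\nu_a<\frac1{a+1}$ for both $a$, so $r_+<\frac16+\frac1{12}=\frac14$. If $\nu_A<\frac1{A+1+a_0}$, then $p<\frac1{15}$, total $<\frac12+\frac1{15}+\frac14<1$. Otherwise (X) gives $\nu_a<\frac1{A+1+a}\le\frac1{a+3}$ for both $a$, so $r_+<\frac1{10}+\frac1{18}=\frac7{45}$, total $<\frac12+\frac13+\frac7{45}<1$.

*Let $y<\frac13$ and $r_+\le\frac14$.* Total $<\frac13+\frac13+\frac14<1$.

*Let $y<\frac13$ and $r_+>\frac14$.* Some $\nu_a\ge\frac1{a+1}$, hence $\nu_A<\frac1{A+1+a}$ and $p<\frac1{15}$.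

- If $a_0\ge3$: total $<\frac13+\frac1{15}+\frac7{12}<1$.
- If $a_0=2$, $a_1\ge4$: by (1), $r_+<\frac{\nu_2}2+\frac{3/2-\nu_2}4<\frac58$. If $\nu_{a_1}\ge\frac1{a_1+1}$, then $y<\frac15$ and the total is $<\frac15+\frac1{15}+\frac58<1$. Otherwise $r_+<\frac12+\frac1{20}$, and the total is $<\frac13+\frac1{15}+\frac{11}{20}<1$.
- If $(a_0,a_1)=(2,3)$: use (Y) with position $-1$, that is, $(\nu_{-1},\nu_2,\nu_3)=(\frac k{12},\frac k3,1-\frac k4)$, $r=\frac13+\frac k6$, for $k=1,2$. Also $\nu_3\ge\frac14$ gives $y<\frac14$ by (X). If $\nu_3<\frac14$: total $<\frac13+\frac1{15}+\frac7{12}$. If $\frac14\le\nu_3<\frac12$: total $<\frac14+\frac1{15}+\frac23$. If $\frac12\le\nu_3<\frac34$ and $\nu_2\ge\frac23$: $y<\frac16$, total $<\frac16+\frac1{15}+\frac34$. If $\frac12\le\nu_3<\frac34$ and $\nu_2<\frac23$: total $<\frac14+\frac1{15}+\frac7{12}$. If $\nu_3\ge\frac34$ and $\nu_2\ge\frac13$: $y<\frac1{12}$, total $<\frac1{12}+\frac1{15}+\frac56$. If $\nu_3\ge\frac34$ and $\nu_2<\frac13$: total $<\frac14+\frac1{15}+\frac12$.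 All these are $<1$.

**Step 4: $\lambda_0,\lambda_1<\frac12\le\lambda_b$.** Reference $b$, mirrored. There is one left position at distance $e=b'-b\ge1$, with contribution $y=\frac{\nu_{-e}}e\le\lambda_{b'}<\frac12$. The right positions are $g=b-1\ge2$, $g+1$, $s=g+1+A\ge g+3$ (nodes $1,0,-A$), with contribution $\ell$. By (1), $\nu_s<\frac43-\nu_g$.

If $\nu_g<\frac1{e+g}$ and $\nu_{g+1}<\frac1{e+g+1}$, then $\ell<\frac16+\frac1{12}+\frac15$ and the total is $<1$. Otherwise (X) gives $y<\frac1{e(e+g)}$, and even $y<\frac1{e(e+g+1)}$ if $\nu_{g+1}\ge\frac1{e+g+1}$.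

If $g\ge3$: $\ell<\frac13+\frac14+\frac16=\frac34$ and $y<\frac14$.

If $g=2$: $s\ge5$ and $\ell<\frac{\nu_2}2+\frac{\nu_3}3+\frac{4/3-\nu_2}5<\frac{\nu_3}3+\frac{17}{30}<0.9$ (using $\nu_2<1$).

- Let $e\ge2$. If $\nu_3\ge\frac1{e+3}$, then $y<\frac1{10}$ and the total is $<1$. Otherwise $\ell<\frac1{15}+\frac{17}{30}$ and $y<\frac18$.
- Let $e=1$, so that the atoms (Y) of Step 3 are available. If $\nu_3\ge\frac34$ and $\nu_2\ge\frac13$: $y<\frac1{12}$, total $<0.984$. If $\nu_3\ge\frac34$ and $\nu_2<\frac13$: $y<\frac14$, $\ell<\frac16+\frac13+\frac15$. If $\frac12\le\nu_3<\frac34$ and $\nu_2\ge\frac23$: $y<\frac16$, $\ell<\frac14+\frac{17}{30}$. If $\frac12\le\nu_3<\frac34$ and $\nu_2<\frac23$: $y<\frac14$ and $\ell<\frac13+\frac14+\frac16$; indeed, for $A=2$ we have $s=5$ and $\nu_s<\frac12$ by (1) with position $3$, and otherwise $s\ge6$. If $\frac14\le\nu_3<\frac12$: $y<\frac14$, $\ell<\frac16+\frac{17}{30}$. If $\nu_3<\frac14$: then $\nu_2\ge\frac13$ (we are not in the case where both are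 small), $y<\frac13$, $\ell<\frac1{12}+\frac{17}{30}$.

All totals are at most $1$.

**Step 5: all five weights are $<\frac12$.** There is no heavy reference node now, so we build units along a segment. Let $u<v$ be in $S$, $g=v-u$, and for some nodes $\tau\in(u,v)$ let $c_\tau=\frac{n_\tau}{(\tau-u)(v-\tau)}\le\lambda_\tau$ with integers $n_\tau\ge0$; put $\rho=\sum c_\tau$. The vector of $-n_\tau\,p[u,\tau,v]$ (second divided difference) is integral, has sum $0$ and value $c_\tau$ at $\tau$. Add these vectors to $\frac jg$ at $v$, $1-\frac jg$ at $u$ ($j\in\mathbb Z$). Thus $c$ extends to an integral vector of sum $1$ in which $c_v$ is an arbitrary member of a certain class modulo $\frac1g$ and $c_u=1-\rho-c_v$. It is a unit below $\lambda$ if $c_v$ lies in $[\max(0,1-\rho-\lambda_u),\,\min(\lambda_v,1-\rho)]$, and the class meets this interval if its length is $\ge\frac1g$, that is, if $\lambda_u,\lambda_v\ge\frac1g$ and $\rho\in[1+\frac1g-\lambda_u-\lambda_v,\ 1-\frac1g]$. As the $n_\tau$ grow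 one at a time, $\rho$ grows from $0$ in steps $\frac1{(\tau-u)(v-\tau)}$ to a maximum larger than $\sum\lambda_\tau-\sum\frac1{(\tau-u)(v-\tau)}$. So there is a unit if
$$\lambda_u,\lambda_v\ge\tfrac1g,\quad\text{steps}\le\lambda_u+\lambda_v-\tfrac2g,\quad \lambda_u+\lambda_v+\sum\lambda_\tau\ge1+\tfrac1g+\sum\tfrac1{(\tau-u)(v-\tau)}. \tag{6}$$

Any two weights have sum $>\frac12$, since the other three have sum $<\frac32$. Let $g=A+b'\ge6$.

- $\lambda_{-A},\lambda_{b'}\ge\frac1g$: use $(u,v)=(-A,b')$, $\tau=0,1$. The steps are $\frac1{Ab'}\le\frac18$ and $\frac1{(A+1)(b'-1)}\le\frac19$, and $\frac18\le\frac12-\frac13$; moreover $2-\lambda_b>\frac32\ge1+\frac16+\frac18+\frac19$. So (6) holds.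
- $\lambda_{-A}<\frac1g\le\frac16$: the other four weights have sum $>\frac{11}6$, so each is $>\frac13$. If $(b,b')=(3,4)$, the unit $(\frac16,\frac13,\frac13,\frac16)$ on $0,1,3,4$ from Section 2 lies below $\lambda$. Otherwise $b'\ge5$; use $(u,v)=(0,b')$, $\tau=1,b$. The steps are $\frac1{b'-1}\le\frac14$ and $\frac1{b(b'-b)}\le\frac14$, and $\frac14\le\frac23-\frac25$; moreover $\frac{11}6\ge1+\frac15+\frac14+\frac14$.
- $\lambda_{b'}<\frac1g$: again the other four weights are $>\frac13$ with sum $>\frac{11}6$. Use $(u,v)=(-A,b)$, of length $\ge5$, $\tau=0,1$. The steps are $\frac1{Ab},\frac1{(A+1)(b-1)}\le\frac16\le\frac23-\frac25$, and $\frac{11}6\ge1+\frac15+\frac16+\frac16$.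

**Step 6: $\lambda_0\ge\frac12>\lambda_1$.** Reference $0$. On the left we have position $A\ge2$ with $p=\frac{\nu_{-A}}A<\frac12$; on the right $1$ ($y=\nu_1<\frac12$), $b\ge3$, $b'\ge4$, and we put $\varphi=\frac{\nu_b}b+\frac{\nu_{b'}}{b'}$. The total is $p+y+\varphi$.

*Let $y\ge\frac13$.* By (X) with node $1$, $\nu_{-A}<\frac1{A+1}$, so $p<\frac1{A(A+1)}\le\frac16$. By (1) with node $1$: $\nu_4<\frac23$, $\nu_5<\frac34$, $\nu_\tau<\frac23+\frac15$ for $\tau\ge6$ (whenever these nodes exist). So $\frac{\nu_\tau}\tau<\frac16$ for $\tau\ge4$ and $<0.15$ for $\tau\ge5$. If $b\ge4$: total $<\frac12+\frac16+0.15+\frac16<1$. Let $b=3$. If $\nu_3<\frac1{A+3}\le\frac15$: total $<\frac16+\frac12+\frac1{15}+\frac16<1$. Otherwise (X) gives $p<\frac1{A(A+3)}$, and we bound $\varphi$.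

- $b'=4$: $(\frac16,\frac12,\frac13)$ on $1,3,4$ is a unit (values $1,3,10$ on $1,t,t^2$), so $\nu_3<\frac12$ or $\nu_4<\frac13$, and $\varphi<\max(\frac16+\frac16,\ \frac{\nu_3}3+\frac1{12})$.
- $b'=5$: $(\frac12,\frac12)$ on $3,5$ is a unit, so $\nu_3<\frac12$ or $\nu_5<\frac12$, and $\varphi<\max(\frac16+0.15,\ \frac{\nu_3}3+\frac1{10})$.
- $b'\ge6$: by (1), $\varphi<\frac{\nu_3}3+\frac{4/3-\nu_3}6$.

So $\varphi<\frac{13}{30}$, and $\varphi<\frac25$ if $\nu_3<\frac9{10}$. If $A\ge3$: $p<\frac1{18}$, total $<\frac1{18}+\frac12+\frac{13}{30}<1$. If $A=2$: $p<\frac1{10}$, and $(\nu_{-2},\nu_1,\nu_3)=(\frac1{15},\frac16,\frac9{10})$ is an atom (the signed vector has values $1,2,-1$ on $1,\,t-1,\,(t-1)(t-3)$; $r=\frac12$). Since $y\ge\frac16$, either $\nu_{-2}<\frac1{15}$, so $p<\frac1{30}$ and the total is $<\frac1{30}+\frac12+\frac{13}{30}<1$, or $\nu_3<\frac9{10}$ and the total is $<\frac1{10}+\frac12+\frac25=1$.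

*Let $y<\frac13$.* We have $\varphi<\frac7{12}$. First let $\nu_b\ge\frac1{A+b}$; then $p<\frac1{A(A+b)}\le\frac1{10}$. If also $\nu_{b'}\ge\frac1{A+b'}$, then $p<\frac1{12}$, total $<\frac1{12}+\frac13+\frac7{12}=1$; otherwise $\varphi<\frac13+\frac1{24}=\frac38$, total $<\frac1{10}+\frac13+\frac38<1$. Now let $\nu_b<\frac1{A+b}$; then $\varphi<\frac1{15}+\frac14$. If $y\ge\frac1{A+1}$: $p<\frac16$, total $<\frac16+\frac13+\frac1{15}+\frac14<1$. Otherwise, if $\nu_{b'}\ge\frac1{A+b'}$: $p<\frac1{12}$, total $<\frac1{12}+\frac13+\frac1{15}+\frac14<1$. If not, $\varphi<\frac1{15}+\frac1{24}=\frac{13}{120}$, total $<\frac12+\frac13+\frac{13}{120}<1$. $\square$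

## 9. Dimension four: reduction to six, seven or eight nodes

**Theorem 17.** If $n\ge5$, $\Delta_{23}\ge2$ and $\Delta_{n-2,n-1}\ge2$, then $C_4(T)$ is normal.

This is "if" in Theorem 1(b). The proof is by induction on $n$ and occupies the rest of the notes. If all interior gaps $\Delta_{i,i+1}$, $2\le i\le n-2$, are $\ge2$ (in particular if $n=5$), argue as for Theorem 1(c). So let $n\ge6$, some interior gap be $1$, and let $L\in\mathrm{cone}(T)$ be integral with $H=L(1)\ge2$. We must show that $L$ splits.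

**Removable nodes.** Call $v\in T$ *removable* if $T\setminus v$ satisfies the hypotheses of Theorem 17. The nodes $\tau_3,\dots,\tau_{n-2}$ are removable, since removing one of them can only enlarge the second and the second-to-last gap. The nodes $\tau_1,\tau_2$ are removable if $\Delta_{34}\ge2$, because then $\Delta_{34}$ becomes the second gap; likewise $\tau_{n-1},\tau_n$ are removable if $\Delta_{n-3,n-2}\ge2$. For example, in $\{-3,-2,0,1,3,4\}$ exactly $0$ and $1$ are removable.

If $L\in\mathrm{cone}(T\setminus v)$ with $v$ removable, $L$ splits by induction. If some representation has a weight $\ge1$, $L$ splits. So we may assume: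

(★) *Every representation of $L$ on $T$ has all weights $<1$ and has positive weights at all removable nodes.*

Also, if some representation has at most four nodes in its support, $L$ splits by Proposition 6.

**Step 1: only few configurations are left.** Among the representations of $L$, a compact polytope, minimize (or maximize) $\sum\lambda_\tau\tau^5$. There is an optimum with linearly independent support, so with at most 5 nodes. By duality there is a polynomial $p$ of degree $\le4$ with $p(\tau)\le\tau^5$ (resp. $\ge$) on $T$ and with equality on the support; that is, the support lies in the zero set of a monic quintic $t^5-p$ that is $\ge0$ (resp. $\le0$) on $T$. By (★) the support contains all removable nodes.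

- $n\ge10$ is impossible, as there are $n-4\ge6$ removable nodes.
- $n=9$: the support is $\{\tau_3,\dots,\tau_7\}$, so the quintic is $\prod_{i=3}^7(t-\tau_i)$, which is $<0$ at $\tau_1$. For the minimum this is impossible.
- $n=8$: if $\Delta_{34}\ge2$ or $\Delta_{56}\ge2$, there are at least 6 removable nodes. So $\Delta_{34}=\Delta_{56}=1$.
- $n=7$: if $\Delta_{34}\ge2$, then $\tau_1,\dots,\tau_5$ are removable and form the support; but $\prod_{i=1}^5(t-\tau_i)>0$ at $\tau_7$, which is impossible for the maximum. So $\Delta_{34}=1$, and by mirror $\Delta_{45}=1$.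
- $n=6$: the only interior gap that can be $1$ is $\Delta_{34}$, so $\Delta_{34}=1$.

**Step 2: changing the representation.** The next lemma is what replaces working in one simplex: by (★) we may prescribe the weights outside a few removable nodes.

**Lemma 18 (transport).** Assume (★). Let $F$ be a set of at most $4$ removable nodes, $w_F=\prod_{\tau\in F}(t-\tau)$. Every $\nu\ge0$ on $T\setminus F$ with $\sum\nu_\tau w_F(\tau)p(\tau)=L(w_Fp)$ for all $\deg p\le4-|F|$ extends to a representation of $L$, and its weights on $F$ are positive.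

*Proof.* There are unique weights on $F$, possibly signed, that match $L$ on polynomials of degree $<|F|$ (Vandermonde); by hypothesis both sides agree on multiples of $w_F$, so they agree on all polynomials of degree $\le4$. These weights depend affinely on $\nu$. Start from the outer part of a true representation of $L$, where the weights on $F$ are positive by (★), and move along the segment to $\nu$. The outer weights stay $\ge0$. If a weight on $F$ became $\le0$, then at the first parameter where one vanishes we would have a true representation with weight $0$ at a removable node, against (★). $\square$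

## 10. Eight nodes

Here $F=\{\tau_3,\dots,\tau_6\}=\{0,1,s,s+1\}$ with $s\ge2$. Let $N=L(w_F)\in\mathbb Z$. As $w_F>0$ on $T\setminus F$, $N\ge0$, and if $N=0$, every representation is supported in $F$; use Proposition 6. Let $N\ge1$. Let $f$ be the vector on $F$ with $\sum f_jp(j)=L(p)$ for $\deg p\le3$; it is integral. For each $v\in T\setminus F$ Lemma 18, applied to the weight $\lambda_v=\frac N{w_F(v)}$ at $v$ alone, gives a representation on $F\cup\{v\}$, and by Lagrange interpolation its other weights are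
$$\lambda_j^{(v)}=f_j-\frac N{(v-j)w_F'(j)}>0\qquad(j\in F).$$

**Case $s=2$.** On $F=\{0,1,2,3\}$, $w_F'=-6,2,-2,6$. So for $v<0$ we have $\lambda_0<f_0$, $\lambda_1>f_1$, $\lambda_2<f_2$, $\lambda_3>f_3$, and for $v>3$ all inequalities are reversed. As all weights are in $(0,1)$, it follows that $0<f_j<1$. Testing $f$ on $t(t-2)(t-3)$ and on $t(t-1)(t-3)$ gives $2f_1,2f_2\in\mathbb Z$, so $f_1=f_2=\frac12$. Then $f_0+f_3=H-1<2$, so $H=2$, and $f_0\ge\frac12$ or $f_3\ge\frac12$. If $f_0\ge\frac12$, then $\lambda_0^{(\tau_7)}>\frac12$, and $0$ is the first node of the support $F\cup\{\tau_7\}$; Lemma 9 and Proposition 6 give a unit. If $f_3\ge\frac12$, then $\lambda_3^{(\tau_2)}>\frac12$, and $3$ is the last node of the support $F\cup\{\tau_2\}$; same conclusion.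

**Case $s\ge3$.** Now $w_F'(0)<0$, so $\lambda_0^{(\tau_7)}>f_0>\lambda_0^{(\tau_2)}$. If $\lambda_0^{(\tau_2)}\ge\frac12$, apply Lemma 9 and Proposition 6 to $\{0,1,s,s+1,\tau_7\}$. Otherwise apply Lemma 16 to $\{\tau_2,0,1,s,s+1\}$ (where $-\tau_2=\Delta_{23}\ge2$); its exceptional case is excluded because $\lambda_0<\frac12$. So $L$ splits.

## 11. Six nodes

Here $T=\{-A',-A,0,1,b,b'\}$ with $2\le A<A'$, $3\le b<b'$. Use the coordinates $(H,K,M)$ and (2), and $F=\{0,1\}$. The plan: exactly one parameter of freedom is left in the representations of $M$; we study $X$ and $Y$ along it, find out where Lemma 16 does not help, and split $M$ itself in the plane.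

**Step 1: the segment of representations.** The representations of a functional $M$ on $\mathbb R[t]_{\le2}$ by $\{-A',-A,b,b'\}$ form a segment in the direction of the negative of the third divided difference, which has the sign pattern $+,-,+,-$ on $-A',-A,b,b'$. Let $\theta$ be the parameter. The third divided difference of $\frac1{t-c}$ is $-\prod(\tau-c)^{-1}$. So, as $\theta$ increases, $X$ and $Y$ increase at the rates $\frac1{(A'+1)(A+1)(b-1)(b'-1)}$ and $\frac1{A'Abb'}$, and
$$\frac{dY}{dX}=\kappa=\frac{(A'+1)(A+1)(b-1)(b'-1)}{A'Abb'}<\frac32\cdot\frac43=2. \tag{7}$$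
At $\theta_{\max}$ the weight at $-A$ or at $b'$ vanishes, so the support is in $\{-A',b,b'\}$ or $\{-A',-A,b\}$. At $\theta_{\min}$ it is in $\{-A,b,b'\}$ or $\{-A',-A,b'\}$.

Let $q_1,q_2$ interpolate $\frac1t$ at $\{-A',-A,b\}$ and at $\{-A',b,b'\}$, and let $\tilde q_1,\tilde q_2$ interpolate $\frac1{t-1}$ at $\{-A',-A,b'\}$ and at $\{-A,b,b'\}$. By (3), $\frac1t-q_1$ is negative at $b'$ ($E=A'Ab>0$), $\frac1t-q_2$ is negative at $-A$ ($E=-A'bb'<0$), $\frac1{t-1}-\tilde q_1$ is positive at $b$ ($E=(A'+1)(A+1)(b'-1)>0$), and $\frac1{t-1}-\tilde q_2$ is positive at $-A'$ ($E=-(A+1)(b-1)(b'-1)<0$). So $Y\le M(q_1),M(q_2)$ and $X\ge M(\tilde q_1),M(\tilde q_2)$ for all representations, with equality when the support is in the corresponding triple. Hence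
$$Y_{\max}(M)=\min(M(q_1),M(q_2)),\qquad X_{\min}(M)=\max(M(\tilde q_1),M(\tilde q_2)), \tag{8}$$
and for $M$ in a triangle of the $\theta_{\max}$-type, $Y_{\max}(M)$ is the $Y$-value of the triangle representation.

**Step 2: the arithmetic fact.** This is the only place in this section where integrality of points of the quadrilateral with vertices $(\tau,\tau^2)$, $\tau\in\{-A',-A,b,b'\}$, enters in an essential way.

**Lemma 19.** A lattice point $M=(1,x,y)$ of the quadrilateral with $Y_{\max}(M)<0$ has $X_{\min}(M)\le0$.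

*Proof.* Put $h_b=y-(b-A)x-Ab\ge0$ and $h_t=(b'-A')x+A'b'-y\ge0$ (the distances to the lower edge $-A,b$ and the upper edge $-A',b'$), $\xi=x-b+A$, $\eta=x-b'+A'$. With the elementary symmetric functions $e_1,e_2$ of the three nodes, (3) gives $Eq=t^2-e_1t+e_2$ for $c=0$, and for $c=1$
$$E\tilde q=\frac{\prod(t-a_i)-\prod(1-a_i)}{t-1}=t^2-e_1t+e_2+t-e_1+1 .$$
Evaluating at $M$ we obtain the integers

- $F_1=E\,M(q_1)=y-(b-A-A')x+AA'-A'b-Ab=h_b+A'\xi$, where $E>0$;
- $F_2=E\,M(q_2)=y-(b+b'-A')x+bb'-A'b-A'b'=-h_t-b\eta$, where $E<0$;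
- $G_1=E\,M(\tilde q_1)=(-h_t+A\eta)+(\eta+A+1)=-h_t+(A+1)(\eta+1)$, where $E>0$;
- $G_2=E\,M(\tilde q_2)=(h_b-b'\xi)+(\xi-b'+1)=h_b-(b'-1)(\xi+1)$, where $E<0$.

If the lemma fails for $M$, then by (8) and integrality ($F_1\le-1$ or $F_2\ge1$) and ($G_1\ge1$ or $G_2\le-1$). Since $h_b,h_t\ge0$: $F_1\le-1$ implies $\xi\le-1$; $G_2\le-1$ implies $\xi\ge0$; $F_2\ge1$ implies $\eta\le-1$; $G_1\ge1$ implies $\eta\ge0$. So only two combinations remain. In both we use
$$h_b+h_t=(x+A')(b'-x)-(x+A)(b-x).$$

*$F_1\le-1$ and $G_1\ge1$.* Put $s=-\xi\ge1$, $w=\eta\ge0$, $\delta=A'-A$. Then $h_b\le A's-1$ and $h_t\le(A+1)(w+1)-1$. Further $b-x=A+s$, $b'-x=A'-w$, $x+A'=b'+w$, $x+A=b'+w-\delta$, and $k:=(b'-x)-(b-x)=\delta-w-s=b'-b\ge1$. So $h_b+h_t=(b'+w)k+\delta(A+s)$, and since $\delta(A+s)-A's=A(\delta-s)=A(w+k)$,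
$$h_b+h_t-(A's-1)-\big((A+1)(w+1)-1\big)=(b'+w)k+A(w+k)-(A+1)(w+1)+2\ge b'+1>0 ,$$
a contradiction.

*$F_2\ge1$ and $G_2\le-1$.* Put $s=-\eta\ge1$, $w=\xi\ge0$, $\delta=b'-b$. Then $h_t\le bs-1$ and $h_b\le(b'-1)(w+1)-1$. Further $x+A=b+w$, $x+A'=b'-s$, $b'-x=A'+s$, $b-x=A'+s-\delta$, and $k:=(x+A')-(x+A)=\delta-s-w=A'-A\ge1$. So $h_b+h_t=(A'+s)k+\delta(b+w)$. Using $\delta b-bs=b(w+k)$ and $\delta w-(b'-1)(w+1)=-bw-b-\delta+w+1$ and $\delta=k+s+w$,
$$h_b+h_t-(bs-1)-\big((b'-1)(w+1)-1\big)=(A'+s-1)k+b(k-1)-s+3\ge A'+2>0 ,$$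
a contradiction. $\square$

**Step 3: reduction to the exceptional case of Lemma 16.** Take the representation of $L$ whose part outside $F$ is the $\theta_{\max}$-representation of $M$ (Lemma 18). By Proposition 6 we may assume that its support has five nodes. It is $\{-A',0,1,b,b'\}$ or $\{-A',-A,0,1,b\}$; the latter becomes $\{-(b-1),0,1,A+1,A'+1\}$ under $t\mapsto1-t$. By Lemma 16, $L$ splits unless $H=2$ and in this representation $\lambda_0,\lambda_1\ge\frac12$ and $R<\frac12$, where $R$ is the sum of the other three weights. Assume this from now on. Put $u=1-\lambda_1$, $v=1-\lambda_0$. Then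
$$0<u,v\le\tfrac12,\qquad u+v=R<\tfrac12,\qquad X=K-1+u,\qquad Y=K-1-v ,$$
the last two by (2).

**Step 4: splitting $M$ in the triangle.** The three nodes other than $0,1$ span a lattice triangle in the $(t,t^2)$-plane. It is normal, so $M=\sum_jM_j$ with lattice points $M_j$ of the triangle. Let $x_j=X(M_j)$, $y_j=Y(M_j)$, computed in the triangle. Since $\frac1{\tau-1}>\frac1\tau$ at the nodes, $x_j>y_j$; moreover $x_j\in[-\frac13,\frac12]$ and $y_j\in[-\frac12,\frac13]$. For a set $J$ of indices let $X_J,Y_J,M_J$ be the sums over $J$. Then $X_J-Y_J\in[0,R]$. If for some $J$ and some integer $k$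
$$k-1+u\le X_J\le k,\qquad k-1\le Y_J\le k-v, \tag{9}$$
then by (2) $(1,k,M_J)$ and $(1,K-k,M-M_J)$ are lattice points (the first has $\lambda_1=k-X_J$, $\lambda_0=1-k+Y_J$; the second has $\lambda_1=X_J-(k-1+u)$, $\lambda_0=k-v-Y_J$), and $L$ splits. Suppose (9) never holds.

**Step 5: every $J$ has a level, and all levels are $0$.** We claim that for some integer $m$
$$X_J\in[m,m+u)\quad\text{or}\quad Y_J\in[m-v,m). \tag{10}$$
Let $m_0=\lfloor X_J\rfloor$. As (9) fails for $k=m_0+1$, we have one of three cases. Either $X_J<m_0+u$. Or $X_J\ge m_0+u$ and $Y_J>m_0+1-v$; then $Y_J\le X_J<m_0+1$, so (10) holds with $m=m_0+1$. Or $X_J\ge m_0+u$ and $Y_J<m_0$; then $Y_J\ge X_J-R\ge m_0-v$. So (10) holds; call $m$ the *level* of $J$.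

The level is unique: two conditions of the same kind determine $m$ by rounding. If $X_J\in[m,m+u)$ and $Y_J\in[m'-v,m')$, then $m'-v\le Y_J\le X_J<m+u$ gives $m'<m+u+v<m+1$, and $m'>Y_J\ge m-R>m-\frac12$ gives $m'\ge m$; so $m'=m$.

Adding an index $j$, $J'=J\cup\{j\}$, does not change the level. If it rose from $m$ to at least $m+1$:

- $X_J<m+u$ and $X_{J'}\ge m+1$ would give $x_j>1-u\ge\frac12$;
- $X_J<m+u$ and $Y_{J'}\ge m+1-v$ would give $y_j>1-u-v>\frac12$ (as $Y_J\le X_J$);
- $Y_J<m$ and $X_{J'}\ge m+1$ would give $Y_{J'}\ge m+1-R$, so $y_j>\frac12$;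
- $Y_J<m$ and $Y_{J'}\ge m+1-v$ would give $y_j>1-v\ge\frac12$.

If it fell from $m$ to at most $m-1$:

- $X_J\ge m$ and $X_{J'}<m-1+u$ would give $x_j<-\frac12$;
- $X_J\ge m$ and $Y_{J'}<m-1$: $Y_J\ge m-R$, so $y_j<-1+R<-\frac12$;
- $Y_J\ge m-v$ and $X_{J'}<m-1+u$: $X_J\ge Y_J$, so $x_j<-1+u+v<-\frac12$;
- $Y_J\ge m-v$ and $Y_{J'}<m-1$ would give $y_j<-1+v\le-\frac12$.

All this contradicts the ranges of $x_j,y_j$. Now $J=\emptyset$ has level $0$, and the full set has level $K-1$, because $Y=K-1-v$. So $K=1$, and all levels are $0$.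

**Step 6: the splitting.** Let $J=\{j:y_j\ge0\}$. Then $Y_J\ge0$, so level $0$ means $0\le Y_J\le X_J<u$, and by (2) $(1,1,M_J)$ is a lattice point. For $j\notin J$ the triangle representation of $M_j$ is its $\theta_{\max}$-representation, so $Y_{\max}(M_j)=y_j<0$, and by Lemma 19 $X_{\min}(M_j)\le0$. Hence $M^c=M-M_J$ has a representation with $X\le0$. In the triangle, where $\theta$ is maximal, it has $X^c=u-X_J>0$ and $Y^c=-v-Y_J$. Decreasing $\theta$ we reach $X=0$, and there, by (7),
$$Y=Y^c-\kappa X^c\ge Y^c-2X^c=-v-Y_J-2u+2X_J\ge-v-2u\ge-1 ,$$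
since $2u+v=u+(u+v)<1$. By (2), $(1,0,M^c)$ is a lattice point, and $L=(2,1,M)=(1,1,M_J)+(1,0,M^c)$ splits.

## 12. Seven nodes

Here $T=\{-A',-A,-1,0,1,B,B'\}$ with $3\le A<A'$, $3\le B<B'$, and $F=\{-1,0,1\}$.

**Step 1: coordinates.** Let $M(p)=L(t(t^2-1)p)$ for $\deg p\le1$ and write $M=(m_0,m_1)$ for its values on $1,t$. A node $\beta>1$ of weight $\lambda$ contributes $\mu(1,\beta)$ to $M$, a node $-\alpha<-1$ contributes $\mu(-1,\alpha)$, where $\mu=\lambda\,|\tau(\tau^2-1)|$. All these vectors lie in $\mathrm{cone}((1,B),(-1,A))$, which contains $(0,1)$. Let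
$$f_1=L\left(\tfrac{t^2+t}2\right),\quad f_{-1}=L\left(\tfrac{t^2-t}2\right),\quad f_0=L(1-t^2);\qquad \lambda_{\pm1}=f_{\pm1}-S_{\pm1},\quad\lambda_0=f_0+s, \tag{11}$$
where $\mu(1,\beta)$ contributes $\mu\left(\frac1{2(\beta-1)},\frac1{2(\beta+1)},\frac1\beta\right)$ to $(S_1,S_{-1},s)$ and $\mu(-1,\alpha)$ contributes $\mu\left(\frac1{2(\alpha+1)},\frac1{2(\alpha-1)},\frac1\alpha\right)$; for example $\frac{\beta^2+\beta}2\cdot\frac1{\beta(\beta^2-1)}=\frac1{2(\beta-1)}$. A functional with given $f_0,f_{\pm1},m_0,m_1$ is integral iff $f_1+f_0+f_{-1}$, $f_1-f_{-1}$, $f_1+f_{-1}$, $m_0,m_1$ are integers (its values on $1,t,t^2,t^3-t,t^4-t^2$).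

By Lemma 18 every representation of $M$ by outer nodes gives a representation of $L$, positive on $F$, and all weights are $<1$ by (★). Write "rep $(\alpha,\beta)$" if the outer nodes used are $-\alpha,\beta$, and "rep $(\beta,\beta')$" for $\beta,\beta'$. The *near* rep $(A,B)$ always exists. In rep $(\alpha,\beta)$, since $(0,1)=\frac{(1,\beta)+(-1,\alpha)}{\alpha+\beta}$, the vector $(0,1)$ contributes to $(S_1,S_{-1},s)$
$$\left(\frac1{2(\beta-1)(\alpha+1)},\ \frac1{2(\beta+1)(\alpha-1)},\ \frac1{\alpha\beta}\right). \tag{12}$$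
If $M=0$, the support is in $F$ and Proposition 6 applies. Let $M\ne0$.

**Step 2: $H\ge3$.** If the near rep has at most $4$ nodes, use Proposition 6. Otherwise use Lemma 8(a) on $\{-A,-1,0,1,B\}$ with a reference node of weight $x\ge\frac35$, as in Step 1 of Lemma 16: single-node atoms at distance $\ge2$ and the (X)-atoms indicated, all with $r\le\frac12$, and we need $r(\nu)\le2$.

- Reference $0$: if $\lambda_{-1},\lambda_1\ge\frac12$, then $\frac12\mathrm{ev}_{-1}+\frac12\mathrm{ev}_1$ is a unit and $L$ splits. So assume the contributions $\nu_{\pm1}$ have sum $<\frac32$. The nodes $-A,B$ contribute $<\frac13$ each. Use (X) for $(-1,B)$ and $(-A,1)$: if both $\nu_{\pm1}\ge\frac14$, then $B$ and $-A$ contribute $<\frac1{12}$ each, total $<\frac32+\frac2{12}$; otherwise the total is $<1+\frac14+\frac23$.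
- Reference $-1$: $0,1,B,-A$ contribute $<1,\frac12,\frac14,\frac12$. By (X) for $(-A,0)$ ($r=\frac1{A-1}$, entries $\frac1A$) $-A$ contributes $<\frac16$ or $0$ contributes $<\frac13$; total $\le2$.
- Reference $B$: total $<\frac12+\frac13+\frac14+\frac16$.
- References $1$ and $-A$: mirror.

So let $H=2$. Then $2f_{\pm1},f_0\in\mathbb Z$. Since $s>0$ and $\lambda_0<1$, $f_0=-i$ with an integer $i\ge0$, and $f_1+f_{-1}=2+i$, $f_1-f_{-1}=L(t)\in\mathbb Z$.

**Step 3: the case $i=0$.** By mirror let $m_0\ge0$. Then $M=m_0(1,B)+n(0,1)$ with $n\ge0$. In the near rep, by (12), $s=\frac{m_0A+n}{AB}=\lambda_0<1$, so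
$$m_0A+n\le AB-1,\qquad m_0\le B-1,\qquad S_1=\frac{m_0(A+1)+n}{2(B-1)(A+1)},\qquad S_{-1}=\frac{m_0(A-1)+n}{2(B+1)(A-1)} .$$
As $f_{\pm1}\ge\lambda_{\pm1}>0$, we have $(f_1,f_{-1})\in\{(1,1),(\frac32,\frac12),(\frac12,\frac32)\}$.

*$(1,1)$.* Split $M$ into $(\lceil\frac{m_0}2\rceil,\lfloor\frac n2\rfloor)$ and $(\lfloor\frac{m_0}2\rfloor,\lceil\frac n2\rceil)$ copies of $(1,B),(0,1)$, both with $(f_{-1},f_0,f_1)=(\frac12,0,\frac12)$. Both functionals are integral of height 1, and they are in the cone (near rep) if $S_{\pm1}\le\frac12$. For the first part $(m',n')$,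
$$m'(A+1)+n'\le\frac{m_0(A+1)+n+A+1}2\le\frac{AB+A+B-1}2\le(B-1)(A+1),$$
as $A(B-3)+B-1\ge0$, and $m'(A-1)+n'\le\frac{AB+A-2}2\le(B+1)(A-1)$, as $B(A-2)+A\ge0$. For the second part $m'(A+1)+n'\le\frac{AB+B-1}2\le(B-1)(A+1)$, as $A(B-2)+B-1\ge0$, and $m'(A-1)+n'\le\frac{AB}2\le(B+1)(A-1)$, as $B(A-2)+2(A-1)\ge0$. So $L$ splits.

*$(\frac32,\frac12)$.* Let $\delta=B'-B\ge1$. If $n\ge m_0\delta$, then $M=m_0(1,B')+(n-m_0\delta)(0,1)$, so rep $(A,B')$ exists and $S_1=\frac{n+m_0(A+1-\delta)}{2(B'-1)(A+1)}\le\frac12$, since the numerator is at most $n+m_0A\le AB-1$ and $(B'-1)(A+1)\ge B(A+1)$. If $n<m_0\delta$, rep $(B,B')$ exists and has $S_1\le\frac{m_0}{2(B-1)}\le\frac12$. In both cases $\lambda_1\ge1$, against (★).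

*$(\frac12,\frac32)$.* Rep $(A',B)$ has $S_{-1}=\frac{n+m_0(A'-1)}{2(B+1)(A'-1)}\le\frac12$, since $n\le A(B-m_0)-1\le(A'-1)(B-m_0)$. So $\lambda_{-1}\ge1$, against (★).

**Step 4: the case $i\ge1$ with $M\in\mathrm{cone}((1,B'),(-1,A'))$.** We work in the *far* rep $(\alpha,\beta)$ with $\alpha=A'$, $\beta=B'$, both $\ge4$, and use the near rep only to gain inequalities.

*Notation.* Write $y_{\pm1}=\lambda_{\pm1}$ and $\lambda_0$ for the weights of the far rep, $M=p(1,\beta)+q(-1,\alpha)$, and
$$m=m_0=p-q,\quad E=m_1+(\alpha-\beta)m_0=p\alpha+q\beta,\quad W=\alpha\beta,\quad U=(\beta-1)(\alpha+1),\quad V=(\beta+1)(\alpha-1).$$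
Then $U+V=2W-2$, $U-V=2(\beta-\alpha)$, and
$$s=\frac EW,\qquad S_1=\frac{E+m}{2U},\qquad S_{-1}=\frac{E-m}{2V} .$$
Since $E+\beta m=p(\alpha+\beta)$ and $E-\alpha m=q(\alpha+\beta)$, the cone is $-\frac E\beta\le m\le\frac E\alpha$. Put $2f_1=i+2+e$, $2f_{-1}=i+2-e$ with $e=L(t)\in\mathbb Z$. The numbers
$$X_1=2Uy_1=(i+2+e)U-E-m,\quad X_2=2Vy_{-1}=(i+2-e)V-E+m,\quad X_0=W\lambda_0=E-iW$$
are positive integers.

*Comparison with the near rep.* There $(1,\beta)=(1,B)+(\beta-B)(0,1)$ and $(-1,\alpha)=(-1,A)+(\alpha-A)(0,1)$. By (12) the ratios (near contribution)/(far contribution) of these two vectors are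

- for $s$: $\frac\beta B\left(1+\frac{\beta-B}A\right)$ and $\frac\alpha A\left(1+\frac{\alpha-A}B\right)$, both $\ge(1+\frac1A)(1+\frac1B)>1+\frac1{\alpha-1}+\frac1{\beta-1}$;
- for $S_1$: $\frac{\beta-1}{B-1}\left(1+\frac{\beta-B}{A+1}\right)$ and $\frac{\alpha+1}{A+1}\left(1+\frac{\alpha-A}{B-1}\right)$, both $\ge(1+\frac1{A+1})(1+\frac1{B-1})>1+\frac1\alpha+\frac1{\beta-2}$;
- for $S_{-1}$: $\frac{\beta+1}{B+1}\left(1+\frac{\beta-B}{A-1}\right)$ and $\frac{\alpha-1}{A-1}\left(1+\frac{\alpha-A}{B+1}\right)$, both $\ge(1+\frac1{A-1})(1+\frac1{B+1})>1+\frac1{\alpha-2}+\frac1\beta$.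

In the near rep the weight at $0$ is $<1$ and the weights at $\pm1$ are $>0$. Hence in the far rep
$$1-\lambda_0>s\left(\tfrac1{\alpha-1}+\tfrac1{\beta-1}\right),\quad y_1>S_1\left(\tfrac1\alpha+\tfrac1{\beta-2}\right),\quad y_{-1}>S_{-1}\left(\tfrac1{\alpha-2}+\tfrac1\beta\right). \tag{13}$$

*Consequences.* From $\lambda_0=s-i>0$ and (13), $i<s<\min(\alpha,\beta)-1$. Next, $W-X_0=W(1-\lambda_0)>s(\alpha+\beta)>\alpha+\beta$. Finally, $(1,\beta)$ contributes $\frac1{\beta^2-1}$ and $(-1,\alpha)$ contributes $-\frac1{\alpha^2-1}$ to $S_1-S_{-1}$, and $p\le s\beta$, $q\le s\alpha$; so $S_1-S_{-1}\in\left[-\frac{s\alpha}{\alpha^2-1},\frac{s\beta}{\beta^2-1}\right]\subset(-1,1)$. As $e=(y_1-y_{-1})+(S_1-S_{-1})$, we get $|e|\le1$.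

*The candidate.* Take $c$ with $(f_{-1},f_0,f_1)=(\frac12,0,\frac12)$, $E$-value $X_0$ and $m$-value an integer $m'$; it is integral of height 1. Its three numbers corresponding to $X_1,X_2,X_0$ are $U-X_0-m'$, $V-X_0+m'$, $X_0$, and $L-c$ has $E$-value $iW$ and weight $0$ at node $0$. So $c$ and $L-c$ are in the cone if
$$\max\left(-\tfrac{X_0}\beta,\ m-i\beta,\ U-X_1-X_0,\ X_0-V\right)\le m'\le\min\left(\tfrac{X_0}\alpha,\ m+i\alpha,\ U-X_0,\ X_0+X_2-V\right). \tag{14}$$
Only $-\frac{X_0}\beta$ and $\frac{X_0}\alpha$ may be non-integral, and $0$ lies between them; so it suffices that each lower bound is at most each upper bound. The mirror $t\mapsto-t$ exchanges $\alpha\leftrightarrow\beta$, $U\leftrightarrow V$, $X_1\leftrightarrow X_2$, $y_1\leftrightarrow y_{-1}$, $S_1\leftrightarrow S_{-1}$, fixes $E,X_0,i$ and negates $m,m',e$; it exchanges the $k$-th lower with the $k'$-th upper bound of (14) for $(k,k')=(1,1),(2,2),(3,4),(4,3)$. Note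
$$U-X_1-X_0=iW+m-(i+1+e)U,\qquad X_0+X_2-V=m-iW+(i+1-e)V .$$

*The sixteen comparisons.*

- $-\frac{X_0}\beta\le\frac{X_0}\alpha$ is clear. $-\frac{X_0}\beta\le m+i\alpha$ and $m-i\beta\le\frac{X_0}\alpha$ are the cone conditions $-E\le\beta m$ and $\alpha m\le E$ of $M$. $-\frac{X_0}\beta\le U-X_0$ and $X_0-V\le\frac{X_0}\alpha$ are equivalent to $X_0\le\beta(\alpha+1)$ and $X_0\le\alpha(\beta+1)$, true as $X_0<W$. $X_0-V\le U-X_0$ means $X_0\le W-1$. The comparisons $m-i\beta\le m+i\alpha$, $U-X_1-X_0\le U-X_0$ and $X_0-V\le X_0+X_2-V$ are clear.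
- $m-i\beta\le U-X_0$: we know $m-i\beta\le\frac{X_0}\alpha$, and $X_0\left(1+\frac1\alpha\right)<(\alpha\beta-\alpha-\beta)\frac{\alpha+1}\alpha<(\beta-1)(\alpha+1)=U$. By mirror, $X_0-V\le m+i\alpha$.
- $U-X_1-X_0\le X_0+X_2-V$ is equivalent to $2iW\le(i+1)(U+V)+e(U-V)$, that is, to $W-i-1+e(\beta-\alpha)\ge0$. For $e=0,1,-1$ the left side is $W-1-i$, $U-i$, $V-i$, all $\ge0$.
- $U-X_1-X_0\le m+i\alpha$ is equivalent to $i\alpha(\beta-1)\le(i+1+e)U$, which is true since $e\ge-1$. By mirror, $m-i\beta\le X_0+X_2-V$.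
- $U-X_1-X_0\le\frac{X_0}\alpha$. As $m\le i\beta+\frac{X_0}\alpha$, it suffices that $iW+i\beta\le(i+1+e)U$, that is, $i\beta\le(i+1+e)(\beta-1)$, that is, $i+1+e\le(1+e)\beta$. This is true for $e=0,1$ because $i<\beta-1$. For $e=-1$ we argue differently. Let $R$ be the total outer weight of the far rep. Then $\lambda_0=2-y_1-y_{-1}-R>1-y_1-R$, and
$$X_0\left(1+\tfrac1\alpha\right)+X_1-U>(\alpha+1)\big[\beta(1-y_1-R)+2(\beta-1)y_1-(\beta-1)\big]=(\alpha+1)\big[1+(\beta-2)y_1-\beta R\big].$$
The vectors $(1,\beta)$ and $(-1,\alpha)$ contribute $\frac1{\beta^2-1}$ and $\frac\beta{\alpha(\alpha^2-1)}$ to $\beta R$, and $\frac1{2(\beta-1)}$ and $\frac1{2(\alpha+1)}$ to $S_1$. So, by (13),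
$$\beta R\le S_1\max\left(\tfrac2{\beta+1},\tfrac{2\beta}{\alpha(\alpha-1)}\right)\le S_1\left(\tfrac{\beta-2}\alpha+1\right)<(\beta-2)y_1 ;$$
here $2\beta\le(\alpha-1)(\beta-2)+\alpha(\alpha-1)$ because $\alpha\ge4$ (the right side is $(\alpha-1)(\alpha+\beta-2)\ge3(\beta+2)$). Hence the expression above is positive, as needed. By mirror, $-\frac{X_0}\beta\le X_0+X_2-V$.

All sixteen comparisons hold, so $m'$ exists and $L=c+(L-c)$ splits.

**Step 5: the case $i\ge1$ otherwise — setting up.** The rays are ordered $(1,B),(1,B'),(-1,A'),(-1,A)$. So by mirror we may assume $M\in\mathrm{cone}((1,B),(1,B'))$, $m_0>0$. Put $F'=\{-1,0,1,B\}$, $n=m_1-Bm_0=L(w_{F'})\ge0$ (with $w_{F'}=t(t^2-1)(t-B)$), $\delta=B'-B$. If $n=0$, then $M=m_0(1,B)$ gives a representation with support in $F'$; use Proposition 6. Let $n\ge1$. Let $\varphi$ be the integral vector on $F'$ with $\sum\varphi_jp(j)=L(p)$ for $\deg p\le3$. By (11),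
$$\varphi_B=\frac{m_0}{B(B^2-1)},\qquad\varphi_0=\frac{k_0}B,\qquad\varphi_1=\frac{K_1}{2(B-1)},\qquad\varphi_{-1}=\frac{K_2}{2(B+1)},$$
where $k_0=m_0-iB$ and, with $2f_{\pm1}=i+2\pm e$,
$$K_1=(i+2+e)(B-1)-m_0=(2+e)(B-1)-i-k_0,\qquad K_2=(i+2-e)(B+1)-m_0=(2-e)(B+1)+i-k_0 .$$
With one additional node $v$ of weight $\frac n{w_{F'}(v)}$, the weights on $F'$ are $\varphi_j-\frac n{(v-j)w_{F'}'(j)}$, where $w_{F'}'$ is $-2(B+1),\ B,\ -2(B-1),\ B(B^2-1)$ at $-1,0,1,B$. Explicitly:
$$\begin{aligned}v=B':\quad&\lambda_0=\tfrac1B\left(k_0-\tfrac n{B'}\right),\ \lambda_1=\tfrac{K_1+n/(B'-1)}{2(B-1)},\ \lambda_{-1}=\tfrac{K_2+n/(B'+1)}{2(B+1)},\ \lambda_B=\tfrac{m_0-n/\delta}{B(B^2-1)};\\ v=-A:\quad&\lambda_0=\tfrac1B\left(k_0+\tfrac nA\right),\ \lambda_1=\tfrac{K_1-n/(A+1)}{2(B-1)},\ \lambda_{-1}=\tfrac{K_2-n/(A-1)}{2(B+1)},\ \lambda_B=\tfrac{m_0+n/(A+B)}{B(B^2-1)}.\end{aligned} \tag{15}$$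
Both representations exist, and by (★) all weights are $<1$ and those at $-1,0,1$ are positive. This gives
$$\begin{gathered}1\le k_0\le B-1,\quad n<B'k_0,\quad n<\delta m_0,\quad n<A(B-k_0),\quad n<(A+1)K_1,\quad n<(A-1)K_2,\\ K_1<2(B-1),\qquad K_2<2(B+1),\qquad m_0<B(B^2-1).\end{gathered} \tag{16}$$
(For $n<\delta m_0$: clearly $n\le\delta m_0$, and if equality holds, the representation with $v=B'$ has weight $0$ at $B$, so its support has 4 nodes and Proposition 6 applies.) In particular $K_1,K_2\ge1$.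

*Height-1 data.* Let $(j;a_1,a_2;k;n^*)$, integers with $j\ge0$ and $a_1+a_2=2(1+j)$, stand for the functional with $f_0=-j$, $2f_1=a_1$, $2f_{-1}=a_2$, $m_0=k$, $m_1=Bk+n^*$. It is integral of height 1. Put $\kappa_0=k-jB$, $\kappa_1=a_1(B-1)-k$, $\kappa_2=a_2(B+1)-k$. If $k,\kappa_0,\kappa_1,\kappa_2\ge0$, then by the formulas above (with $A'$ for $A$) it is a lattice point of $P$ in each of the following cases:

- type (0): $n^*=0$;
- type (1), using node $B'$: $0\le n^*\le B'\kappa_0$ and $n^*\le\delta k$;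
- type (2), using node $-A'$: $0\le n^*\le(A'+1)\kappa_1$ and $n^*\le(A'-1)\kappa_2$.

The functional $L$ has the data $(i;i+2+e,i+2-e;m_0;n)$. We split this into two height-1 data; the $\kappa$'s then add up to $k_0,K_1,K_2$, and one part has $n^*=0$ while the other takes $n^*=n$.

**Step 6: the case $i\ge1$ otherwise — splitting the data.** If $e\le-1$, then $K_2\ge3(B+1)+i-k_0>2(B+1)$, against (16). So $e\ge0$.

*$e=0$.* Here $K_2<2(B+1)$ gives $i<k_0$. Let $j=\max(0,\,i+k_0-B+1)$; then $j\le i$, as $k_0\le B-1$. The first part is $(j;j+1,j+1;jB)$ with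
$$\kappa=(0,\ B-1-j,\ B+1+j)\ge0$$
(as $j\le i<k_0\le B-1$). The second part is $(i-j;i+1-j,i+1-j;m_0-jB)$ with
$$\kappa=(k_0,\ B-1-i-k_0+j,\ B+1+i-k_0-j)\ge0 ,$$
and $m_0-jB\ge k_0>0$. If $j=0$, the first part is of type (0), and the second part takes $n$ by type (1), because $n<B'k_0$ and $n<\delta m_0$. If $j>0$, the second part has $\kappa_1=0$; so the first part has $\kappa_1=K_1$ and takes $n$ by type (2), because $n<(A+1)K_1$ and $n<A(B-k_0)\le(A'-1)(B+1+j)$; the second part is of type (0).

*$e\ge1$ and $i\ge k_0$.* Choose an integer $i''$ with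
$$\max(k_0,\ i-e(B-1))\le i''\le\min(2(B-1)-k_0,\ i,\ i-(e-2)(B+1)).$$
It exists, as all six comparisons hold: $k_0\le2(B-1)-k_0$ since $k_0\le B-1$; $k_0\le i$; $k_0\le i-(e-2)(B+1)$ since $K_2\ge0$; $i-e(B-1)\le2(B-1)-k_0$ since $K_1\ge0$; $i-e(B-1)\le i$; and the last one, $(e-2)(B+1)\le e(B-1)$, means $e\le B+1$. For this, $K_2>0$ gives $(e-2)(B+1)<i$, and $iB<m_0<B(B^2-1)$ gives $i<B^2-1$; so $e-2<B-1$. Put $j=i-i''\geq 0$. The first part is $(j;j+e,j+2-e;jB)$ with
$$\kappa=(0,\ e(B-1)-j,\ (2-e)(B+1)+j)\ge0 ,$$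
of type (0). The second part is $(i'';i''+2,i'';i''B+k_0)$ with
$$\kappa=(k_0,\ 2(B-1)-i''-k_0,\ i''-k_0)\ge0 .$$
It takes $n$ by type (1), because $n<B'k_0$ and $\delta(i''B+k_0)\ge\delta(B+1)k_0\ge B'k_0>n$.

*$e\ge1$ and $i<k_0$.* Now $K_2>0$ forces $e=1$. The first part is $(0;1,1;k_0-i)$ with
$$\kappa=(k_0-i,\ B-1-k_0+i,\ B+1-k_0+i)\ge0 ,$$
whose third entry is $K_2$. It takes $n$ by type (2), because $n<(A-1)K_2\le(A'-1)K_2$ and $(A'+1)(B-1-k_0+i)\ge(A'+1)(B-k_0)>n$, as $i\ge1$ and $n<A(B-k_0)$. The second part is $(i;i+2,i;i(B+1))$ with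
$$\kappa=(i,\ 2(B-1)-2i,\ 0)\ge0$$
(as $i<k_0\le B-1$), of type (0).

So $L$ splits in every case. This proves Theorem 17, hence "if" in Theorem 1(b), and with Proposition 5, Proposition 6 and Section 7 it completes the proof of Theorem 1 and of Corollary 2. $\blacksquare$
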